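\title{The finiteness principle for $C^{m-1,1}(\mathbb{R}^n)$\\ with $2^D$ points and constant $\exp(cD^{14})$}

\begin{abstract}
Let $D$ be the dimension of the space of real polynomials of degree at most $m-1$ in $n$ variables. We prove that if a function $f$ on a set $E\subset\mathbb{R}^n$ has, on every subset of at most $2^D$ points, an extension of $C^{m-1,1}$ seminorm at most $M$, then $f$ extends to $\mathbb{R}^n$ with seminorm at most $\exp(cD^{14})M$, where $c$ is an absolute constant. The proof has two independent parts. The first is an induction on a potential with values in $[0,D^2]$, defined through ellipsoids inscribed in convex sets of jets; it gives the constant, with test sets of $(D+1)^{3D^2+1}$ points. The second reduces the test sets to $2^D$ points by duality and a decomposition of linear functionals along a clustering tree.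
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $m,n\ge1$ be integers. Let $C^{m-1,1}(\mathbb{R}^n)$ be the space of functions $F:\mathbb{R}^n\to\mathbb{R}$ whose partial derivatives of order $m-1$ are Lipschitz continuous, with the seminorm
\[
\|F\|=\sup_{x\ne y}\Bigl(\sum_{|\alpha|=m-1}\frac{(\partial^\alpha F(x)-\partial^\alpha F(y))^2}{|x-y|^2}\Bigr)^{1/2}.
\]
The seminorm vanishes exactly on the space $\mathcal{P}$ of real polynomials of degree at most $m-1$ in $n$ variables. Its dimension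
\[
D=\binom{n+m-1}{n}
\]
is the number of multiindices of order at most $m-1$.

Given a function $f$ on a set $E\subset\mathbb{R}^n$, how small can $\|F\|$ be if $F=f$ on $E$? Restricting to a subset of $E$ can only lower the answer, so every small subset gives a lower bound. The finiteness principle says that subsets of bounded size already give the right order of magnitude.

\begin{definition}
The \emph{finiteness principle with constants $k^\#$ and $C^\#$} is the following statement. Let $E\subset\mathbb{R}^n$, $f:E\to\mathbb{R}$, $M>0$, and suppose that for every $S\subset E$ with $\#S\le k^\#$ there is $F^S\in C^{m-1,1}(\mathbb{R}^n)$ with $F^S=f$ on $S$ and $\|F^S\|\le M$. Then there is $F\in C^{m-1,1}(\mathbb{R}^n)$ with $F=f$ on $E$ and $\|F\|\le C^\#M$.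
\end{definition}

Fefferman proved the finiteness principle for all $m,n\ge1$ with $k^\#=C^\#=O(\exp(\exp(D)))$. Bierstone and Milman, and Shvartsman, obtained $k^\#=2^D$, with $C^\#$ still of order $\exp(\exp(D))$. The question that we answer is posed in \cite{CFIK}: is there a polynomial $P$, independent of $m$ and $n$, such that for all $m,n\ge1$ the finiteness principle holds with $k^\#=2^D$ and $C^\#=\exp(P(D))$? The answer is yes.

\begin{theorem}\label{thm:main}
There is an absolute constant $c$ such that for all $m,n\ge1$ the finiteness principle holds with $k^\#=2^D$ and $C^\#=\exp(cD^{14})$.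
\end{theorem}

We claim no optimality for the exponent $14$ or for the number $2^D$.

\subsection*{The simplest cases}
If $m=1$, then $D=1$, $2^D=2$, and $\|F\|$ is the Lipschitz constant. The hypothesis for two-point sets says that $f$ is $M$-Lipschitz, and McShane's extension $F(x)=\inf_{y\in E}(f(y)+M|x-y|)$ is $M$-Lipschitz and equals $f$ on $E$. So Theorem~\ref{thm:main} holds for $m=1$ with $C^\#=1$. \emph{From now on $m\ge2$.}

If $n=1$, then $D=m$. Any $m$ values are interpolated by a polynomial in $\mathcal{P}$, which has seminorm $0$, so sets of $D$ points carry no information. Sets of $D+1$ points do: for $x_0<\dots<x_m$ each of the divided differences $F[x_1,\dots,x_m]$ and $F[x_0,\dots,x_{m-1}]$ has the form $F^{(m-1)}(\xi)/(m-1)!$ with $\xi\in[x_0,x_m]$, whence $|F[x_0,\dots,x_m]|\le\|F\|/(m-1)!$. Thus $k^\#\ge D+1$ is necessary when $n=1$.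

In higher dimension close points act together. Let $m=n=2$, so that $\|F\|$ is the Lipschitz constant of $\nabla F$. Take unit vectors with $w_1+w_2+w_3=0$, points $a_1,a_2,a_3$, a small $\tau>0$, and let $d$ be the diameter of the set of six points $a_i$, $a_i+\tau w_i$. By the mean value theorem there are points $\xi_i$ on the three short segments with
\begin{equation}\label{eq:six}
\Bigl|\sum_{i=1}^3\frac{F(a_i+\tau w_i)-F(a_i)}{\tau}\Bigr|=\Bigl|\sum_{i=1}^3\langle\nabla F(\xi_i)-\nabla F(\xi_1),w_i\rangle\Bigr|\le2d\,\|F\|.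
\end{equation}
Each pair acts as a directional derivative. Pairs may cluster into pairs of pairs, and so on, so the natural test configurations are binary trees of clusters. Seen from one leaf, each branching on the way to the root contributes one linear functional on $\mathcal{P}$; more than $D$ of them are linearly dependent, and one expects to be able to discard the surplus. This suggests trees of depth $D$, hence $2^D$ points. Section~\ref{sec:reduction} turns this heuristic into a proof.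

\subsection*{The two halves of the proof}
Write $J_xF\in\mathcal{P}$ for the Taylor polynomial of degree $m-1$ of $F$ at $x$, the \emph{jet} of $F$ at $x$. The symbol $O(\cdot)$ hides absolute constants only, and $C=e^{O(D^p)}$ means $C\le e^{cD^p}$ with $c$ absolute. Theorem~\ref{thm:main} follows from two results, one for each constant.

\begin{theorem}\label{thm:jet}
Let $m\ge2$. There are an integer $\ell_0\le3D^2$ and a constant $C_0=e^{O(D^{14})}$ with the following property. Let $E\subset\mathbb{R}^n$, $f:E\to\mathbb{R}$, $x_0\in\mathbb{R}^n$, $M>0$, $P\in\mathcal{P}$. If for every $S\subset E$ with $\#S\le(D+1)^{\ell_0}$ there is $F^S$ with $F^S=f$ on $S$, $J_{x_0}F^S=P$, $\|F^S\|\le M$, then there is $F$ with $F=f$ on $E$, $J_{x_0}F=P$, $\|F\|\le C_0M$.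
\end{theorem}

\begin{theorem}\label{thm:red}
Let $m\ge2$, $S\subset\mathbb{R}^n$, $\#S=k\ge2$, $f:S\to\mathbb{R}$, $M>0$. Suppose that every $S'\subset S$ with $\#S'\le2^D$ admits $F^{S'}$ with $F^{S'}=f$ on $S'$ and $\|F^{S'}\|\le M$. Then there is $F$ with $F=f$ on $S$ and $\|F\|\le C_RM$, where
\[
C_R=e^{O(D^3)}k^{3m+2}(h^2k)^h,\qquad h=\lfloor D(1+\log_2k)\rfloor .
\]
\end{theorem}

The constant $C_R$ depends on $k$, but $\log C_R$ grows only like $D(\log k)^2$. For the value of $k$ that Theorem~\ref{thm:jet} asks for, $\log k$ is polynomial in $D$, and the two theorems fit together (Section~\ref{sec:combine}).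

Theorem~\ref{thm:jet} is proved by induction. Each step solves the extension problem on a ball by gluing solutions on smaller balls; it multiplies the constant by $e^{O(D^{12})}$ and the size of the test sets by $(D+1)^3$. What matters is therefore the number of steps. We induct on a real-valued potential that measures how much freedom the data leave for the jet at a given point and scale. It takes values in $[0,D^2]$, it is monotone in the scale, and it rises by one unit in each step, so there are at most $D^2$ steps. Sections~\ref{sec:sets}--\ref{sec:induction} contain this argument; Section~\ref{sec:reduction}, which proves Theorem~\ref{thm:red}, depends only on Section~\ref{sec:tools}.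

\subsection*{Notation}
$B(x,\rho)$ is the closed Euclidean ball. $\mathcal{M}=\{\alpha:|\alpha|\le m-1\}$, so $\#\mathcal{M}=D$; $(e_\alpha)_{\alpha\in\mathcal{M}}$ is the standard basis of $\mathbb{R}^{\mathcal{M}}$, while $e_i$, $1\le i\le n$, are the multiindices of order one. Since $\mathcal{M}$ contains $0,e_1,\dots,e_n$ and $0,e_1,\dots,(m-1)e_1$, we have
\[
n\le D-1,\qquad m\le D,\qquad D\ge2 .
\]
For matrices $\|\cdot\|$ is the operator norm and $\|\cdot\|_{HS}$ the Hilbert--Schmidt norm, $\|Z\|_{HS}^2=\operatorname{tr}(Z^TZ)$. We use $\|Z\|\le\|Z\|_{HS}$, $|\operatorname{tr}(YZ)|\le\|Y\|_{HS}\|Z\|_{HS}$, and $\operatorname{tr}(YZ)\le\operatorname{tr}(YZ')$ for symmetric $Y\ge0$, $Z\le Z'$.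

\section{Jets, cutoffs and gluing}\label{sec:tools}

This section collects the classical tools. The point is to have every constant of the form $e^{O(D^3)}$.

\subsection{Polynomials seen at a point and a scale}
By Taylor's theorem, the derivative of order $|\alpha|$ of $J_xF-J_yF$ is of size $\|F\|\,|x-y|^{m-|\alpha|}$. So at scale $\rho$ the unit for a derivative of order $|\alpha|$ is $\rho^{m-|\alpha|}$. For $x\in\mathbb{R}^n$, $\rho>0$ define the linear isomorphism $\iota_{x,\rho}:\mathcal{P}\to\mathbb{R}^{\mathcal{M}}$ and the norm $|\cdot|_{x,\rho}$ by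
\[
(\iota_{x,\rho}P)_\alpha=\rho^{|\alpha|-m}\,\frac{\partial^\alpha P(x)}{\sqrt{\alpha!}},\qquad |P|_{x,\rho}=|\iota_{x,\rho}P| ,
\]
with the Euclidean norm on the right. Put $C_1=1+D\,m!$ and $C_T=D^{1/2}n^{m/2}$; then $\log C_1,\log C_T=O(D^2)$.

\begin{lemma}\label{lem:norms}
For $P\in\mathcal{P}$:
\begin{gather}
(\rho/\rho')^m|P|_{x,\rho}\le|P|_{x,\rho'}\le(\rho/\rho')|P|_{x,\rho}\quad\text{if }\rho\le\rho',\label{eq:scale}\\
|\partial^\beta P(x)|\le\sqrt{\beta!}\,\rho^{m-|\beta|}|P|_{x,\rho}\quad\text{for }\beta\in\mathcal{M},\label{eq:deriv}\\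
\|\iota_{y,\rho}\iota_{x,\rho}^{-1}-I\|\le C_1\kappa\quad\text{if }|x-y|\le\kappa\rho,\ \kappa\le1,\label{eq:near}\\
|P|_{y,\rho}\le C_1a^m|P|_{x,\rho}\quad\text{if }|x-y|\le a\rho,\ a\ge1.\label{eq:move}
\end{gather}
\end{lemma}

\begin{proof}
Passing from $\rho$ to $\rho'$ multiplies the $\alpha$-th coordinate by $(\rho/\rho')^{m-|\alpha|}$, and $1\le m-|\alpha|\le m$; this gives \eqref{eq:scale}, and \eqref{eq:deriv} is the definition. From $\partial^\alpha P(y)=\sum_\beta\partial^{\alpha+\beta}P(x)(y-x)^\beta/\beta!$ we see that the nonzero entries of $\iota_{y,\rho}\iota_{x,\rho}^{-1}-I$ are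
\[
\frac{\sqrt{(\alpha+\beta)!}}{\sqrt{\alpha!}\,\beta!}\Bigl(\frac{y-x}{\rho}\Bigr)^\beta\quad\text{in position }(\alpha,\alpha+\beta),\ \beta\ne0 .
\]
If $|x-y|\le\kappa\rho$, $\kappa\le1$, each is at most $\sqrt{(m-1)!}\,\kappa$ in absolute value, so the Hilbert--Schmidt norm is at most $D\sqrt{(m-1)!}\,\kappa\le(C_1-1)\kappa$. This proves \eqref{eq:near}, and \eqref{eq:move} for $a=1$. In general $|P|_{y,\rho}\le a^m|P|_{y,a\rho}\le a^mC_1|P|_{x,a\rho}\le a^mC_1|P|_{x,\rho}$.
\end{proof}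

\begin{lemma}[Taylor]\label{lem:taylor}
Let $F\in C^{m-1,1}(\mathbb{R}^n)$ and $\beta\in\mathcal{M}$. Then
\begin{gather}
|\partial^\beta(F-J_xF)(y)|\le n^{m/2}\|F\|\,|x-y|^{m-|\beta|},\label{eq:taylor0}\\
|J_xF-J_yF|_{x,\rho},\ |J_xF-J_yF|_{y,\rho}\le C_T\|F\|\,|x-y|/\rho\quad\text{if }|x-y|\le\rho,\label{eq:taylor}\\
|\partial^\beta F(z)|\le\sqrt{m!}\,2^m\bigl(C_T\|F\|+C_1|J_xF|_{x,\rho}\bigr)\rho^{m-|\beta|}\quad\text{if }|z-x|\le2\rho.\label{eq:local}
\end{gather}
\end{lemma}

\begin{proof}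
Let $G=F-J_xF$, so $\|G\|=\|F\|$ and $|\partial^\gamma G(z)|\le\|F\|\,|z-x|$ for $|\gamma|=m-1$. Let $j=m-1-|\beta|$ and $g(t)=\partial^\beta G(x+t(y-x))$. Then $g^{(i)}(0)=0$ for $i\le j$, and
\[
g^{(j)}(t)=\sum_{i_1,\dots,i_j}(y-x)_{i_1}\cdots(y-x)_{i_j}\,\partial^{\beta+e_{i_1}+\dots+e_{i_j}}G(x+t(y-x)).
\]
The Cauchy--Schwarz inequality over the $n^j$ terms gives $|g^{(j)}(t)|\le|y-x|^jn^{j/2}\|F\|\,|y-x|$ for $0\le t\le1$. Integrating $j$ times over subintervals of $[0,1]$ yields \eqref{eq:taylor0}. Since $\partial^\beta(J_yF-J_xF)(y)=\partial^\beta G(y)$, each of the $D$ coordinates of $\iota_{y,\rho}(J_yF-J_xF)$ is at most $n^{m/2}\|F\|\,|x-y|/\rho$; exchanging $x$ and $y$ gives the other half of \eqref{eq:taylor}. Finally $|J_zF|_{z,2\rho}\le|J_zF-J_xF|_{z,2\rho}+C_1|J_xF|_{x,2\rho}\le C_T\|F\|+C_1|J_xF|_{x,\rho}$, and \eqref{eq:local} follows from \eqref{eq:deriv}.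
\end{proof}

\subsection{Four standard facts}\label{ss:facts}

\emph{Derivatives of order $m$.} If $F\in C^{m-1}$ has locally Lipschitz derivatives of order $m-1$, then by Rademacher's theorem the functions $\partial_i\partial^\alpha F$, $|\alpha|=m-1$, exist almost everywhere; we call them the $m$-th derivatives and write $\partial^\beta F$, $|\beta|=m$, for any of them. Then
\begin{equation}\label{eq:ae}
|\partial^\beta F|\le\|F\|\ \text{a.e. for }|\beta|=m;\qquad\text{if }|\partial^\beta F|\le a\ \text{a.e. for all }|\beta|=m,\text{ then }\|F\|\le Da .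
\end{equation}
For the second claim: a locally Lipschitz function with gradient at most $\sqrt n\,a$ a.e.\ is $\sqrt n\,a$-Lipschitz, and $n\cdot\#\{|\alpha|=m-1\}\le D^2$.

\emph{Leibniz rule.} A derivative of order $p\le m$ of a product of $q$ such functions is a sum of $q^p$ terms, each a product of derivatives of the factors whose orders add up to $p$ (a.e.\ if $p=m$).

\emph{Compactness.} If $\mathcal{K}\subset\mathcal{P}$ is compact, the set $\{F:J_xF\in\mathcal{K},\ \|F\|\le C\}$ is compact in the metrizable topology of locally uniform convergence of all derivatives of order at most $m-1$. Indeed, by \eqref{eq:local} these derivatives are uniformly bounded on each ball, hence equicontinuous; the Arzel\`a--Ascoli theorem and a diagonal argument give convergent subsequences, and both conditions pass to the limit.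

\emph{Helly's theorem.} If finitely many convex subsets of a $D$-dimensional real vector space are such that any $D+1$ or fewer of them have a common point, then all of them have a common point.

\subsection{Cutoff functions}
A $C^\infty$ cutoff is not needed; a piecewise polynomial one of class $C^m$ has explicit bounds.

\begin{lemma}\label{lem:cutoff}
Let $b=(2m+4)^m(8m)^m=e^{O(D^2)}$. For $x\in\mathbb{R}^n$, $r>0$ there is $\theta\in C^m(\mathbb{R}^n)$ with $0\le\theta\le1$, $\theta=1$ on $B(x,r)$, $\theta=0$ off $B(x,2r)$, and $|\partial^\beta\theta|\le b\,r^{-|\beta|}$ for $|\beta|\le m$. We call $\theta$ the \emph{cutoff of radius $r$ at $x$}.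
\end{lemma}

\begin{proof}
Let $\psi=1$ on $(-\infty,1]$, $\psi=0$ on $[4,\infty)$, and $\psi(t)=\int_t^4((s-1)(4-s))^mds\big/\int_1^4((s-1)(4-s))^mds$ on $[1,4]$. Since $\psi'$ vanishes to order $m$ at $1$ and $4$, $\psi\in C^m$. With $u=\frac23(t-\frac52)$ we have $(t-1)(4-t)=\frac94(1-u^2)$ and $\psi'(t)=-\frac23(1-u^2)^m/I$, where $I=\int_{-1}^1(1-u^2)^mdu\ge\frac{2}{\sqrt m}(1-\frac1m)^m\ge\frac1{2\sqrt m}$ for $m\ge2$. The function $(1-u)^m(1+u)^m$ is a product of $2m$ linear factors bounded by $2$ on $[-1,1]$, so its $l$-th derivative is at most $(2m)^l4^m$ there. Hence $|\psi^{(i)}|\le2\sqrt m\,(2m)^{m-1}4^m\le(8m)^m$ for $1\le i\le m$.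

Put $\theta(z)=\psi(|z-x|^2/r^2)$; by scaling let $x=0$, $r=1$. We have
\[
\partial_k\bigl(\psi^{(i)}(|z|^2)z^\gamma\bigr)=2\psi^{(i+1)}(|z|^2)z^{\gamma+e_k}+\gamma_k\psi^{(i)}(|z|^2)z^{\gamma-e_k}.
\]
So $\partial^\beta\theta$ is a combination of terms $\psi^{(i)}(|z|^2)z^\gamma$, $|\gamma|\le m$, with nonnegative coefficients of sum at most $(m+2)^m$, and $|z^\gamma|\le2^m$ on $B(0,2)$.
\end{proof}

\subsection{Gluing local solutions}
Suppose the extension problem is solved near each point $x$ on a ball of radius about $R(x)$. A partition of unity adapted to $R$ has $j$-th derivatives of size $R^{-j}$, so neighboring solutions must agree to order $R^{m-j}$ in their $j$-th derivatives; that is, their jets must differ by a bounded amount in $|\cdot|_{x,R(x)}$. The Lipschitz condition on $R$ makes neighboring radii comparable.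

\begin{lemma}[Gluing]\label{lem:glue}
Let $f:E\to\mathbb{R}$, $x_0\in\mathbb{R}^n$, $\delta,M>0$, and let $R:B(x_0,2\delta)\to(0,\delta]$ be $1$-Lipschitz. For each $x\in B(x_0,2\delta)$ let $F_x\in C^{m-1,1}(\mathbb{R}^n)$ satisfy $\|F_x\|\le M$ and $F_x=f$ on $E\cap B(x,R(x)/2)$, and put $P_x=J_xF_x$. Assume
\begin{itemize}
\item[(G1)] $|P_x-P_{x'}|_{x',R(x')}\le M$ whenever $|x-x'|\le R(x')$,
\item[(G2)] $|P_x-P_{x_0}|_{x,\delta}\le M$ for all $x$.
\end{itemize}
Then there is $F$ with $F=f$ on $E\cap B(x_0,\delta)$, $J_{x_0}F=P_{x_0}$, $\|F\|\le C_gM$, where $1\le C_g=e^{O(D^3)}$.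
\end{lemma}

\begin{proof}
$R$ is continuous and positive on a compact set, hence bounded below. Choose a maximal family $x_0,x_1,\dots$ in $B(x_0,2\delta)$, containing $x_0$, such that the balls $B(x_i,R_i/20)$ are disjoint, $R_i=R(x_i)$; it is finite by comparison of volumes. Write $F_i=F_{x_i}$, $P_i=P_{x_i}$.

\emph{Covering.} For $x\in B(x_0,2\delta)$ maximality gives $i$ with $|x-x_i|\le(R(x)+R_i)/20$. Then $R(x)\le R_i+|x-x_i|$ yields $R(x)\le\frac{21}{19}R_i$ and $|x-x_i|\le\frac2{19}R_i\le R_i/9$.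

\emph{Overlap.} Let $z\in B(x_0,2\delta)$. If $|z-x_i|\le R_i/4$, then $|R(z)-R_i|\le R_i/4$, so $\frac45R(z)\le R_i\le\frac43R(z)$. Thus $B(x_i,R_i/20)$ has radius at least $R(z)/25$ and lies in $B(z,0.3R_i)\subset B(z,0.4R(z))$. By disjointness there are at most $10^n$ such $i$.

\emph{Partition of unity.} Let $\varphi_i$ be the cutoff of radius $R_i/9$ at $x_i$ and $\theta_i=\varphi_i\prod_{j<i}(1-\varphi_j)$. Then $\sum_i\theta_i=1-\prod_i(1-\varphi_i)=1$ on $B(x_0,2\delta)$; near $x_0$, $\theta_0=1$ and $\theta_i=0$ for $i>0$. If $\varphi_i$ does not vanish identically near $z\in B(x_0,2\delta)$, then $|z-x_i|\le2R_i/9\le R_i/4$; there are at most $10^n$ such $i$, and for them $|\partial^\gamma\varphi_i|\le b(9/R_i)^{|\gamma|}\le b(12/R(z))^{|\gamma|}$. So near $z$ each $\theta_i$ is a product of at most $10^n$ factors bounded by $1$, and a derivative of order $p\le m$ is a sum of at most $10^{np}$ terms with at most $p$ differentiated factors: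
\[
|\partial^\beta\theta_i(z)|\le b'R(z)^{-|\beta|}\quad(|\beta|\le m),\qquad b'=(12\,b\,10^n)^m=e^{O(D^3)}.
\]

\emph{The function $F$.} Let $\chi$ be the cutoff of radius $\delta$ at $x_0$ and $F=P_0+\chi\sum_i\theta_i(F_i-P_0)$. Its derivatives of order $m-1$ are locally Lipschitz. Near $x_0$, $F=F_0$, so $J_{x_0}F=P_0$. If $z\in E\cap B(x_0,\delta)$ and $\theta_i(z)\ne0$, then $|z-x_i|\le R_i/2$ and $F_i(z)=f(z)$; as $\chi(z)=\sum_i\theta_i(z)=1$, we get $F(z)=f(z)$.

\emph{The estimate.} For $|z-x_0|>2\delta$, $F=P_0$ near $z$. Let $|z-x_0|<2\delta$ and choose $l$ with $|z-x_l|\le R_l/9$; then $\frac89R_l\le R(z)\le\frac{10}9R_l$. Near $z$,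
\[
F=P_0+\chi(F_l-P_0)+\chi\sum_i\theta_iH_i,\qquad H_i=F_i-F_l .
\]
If $\theta_i\not\equiv0$ near $z$, then $|z-x_i|\le R_i/4\le\frac13R(z)\le\frac{10}{27}R_l$ and $|x_i-x_l|\le(\frac{10}{27}+\frac19)R_l\le R_l$. By (G1) and \eqref{eq:move}, $|P_i-P_l|_{z,R_l}\le C_1M$; by \eqref{eq:taylor}, $|J_zF_i-P_i|_{z,R_l}$ and $|J_zF_l-P_l|_{z,R_l}$ are at most $C_TM$. Hence $|\partial^\gamma H_i(z)|\le\sqrt{m!}\,(2C_T+C_1)MR_l^{m-|\gamma|}$ for $|\gamma|\le m-1$, while $|\partial^\gamma H_i|\le2M$ a.e.\ for $|\gamma|=m$. Using $R_l\le\frac98R(z)$ and $|\partial^\gamma\chi|\le b\delta^{-|\gamma|}\le bR(z)^{-|\gamma|}$, the powers of $R(z)$ cancel in the Leibniz rule, and a.e., for $|\beta|=m$,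
\[
\Bigl|\partial^\beta\Bigl(\chi\sum_i\theta_iH_i\Bigr)(z)\Bigr|\le10^n3^m\,b\,b'\,(9/8)^m\sqrt{m!}\,(2C_T+C_1+2)M .
\]
By \eqref{eq:taylor}, \eqref{eq:move} and (G2), $|J_zF_l-P_0|_{z,\delta}\le C_TM+C_1|P_l-P_0|_{x_l,\delta}\le(C_T+C_1)M$, so now the powers of $\delta$ cancel and $|\partial^\beta(\chi(F_l-P_0))(z)|\le2^mb\sqrt{m!}\,(C_T+C_1+1)M$ a.e. The lemma follows from \eqref{eq:ae}.
\end{proof}

The first application is Whitney's extension theorem for finite sets, with a controlled constant.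

\begin{lemma}\label{lem:whitney}
Let $S$ be finite, $\#S\ge2$, $M>0$, and let $P_u\in\mathcal{P}$ $(u\in S)$ satisfy $|P_u-P_v|_{u,|u-v|}\le M$ for all $u\ne v$. Then there is $F$ with $F(u)=P_u(u)$ for $u\in S$ and $\|F\|\le7^mC_1C_gM$.
\end{lemma}

\begin{proof}
Let $f(u)=P_u(u)$, $x_0\in S$, $\delta=\operatorname{diam}S$, $s_0=\frac13\min_{u\ne v}|u-v|$, and
\[
R(x)=\min\{\delta,\max\{s_0,\operatorname{dist}(x,S)\}\},
\]
a $1$-Lipschitz function. Let $u(x)$ be a nearest point of $S$ to $x$ and $F_x=P_{u(x)}$, so $\|F_x\|=0$ and $J_xF_x=P_{u(x)}$.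

Let $v\in S\cap B(x,R(x)/2)$. Then $\operatorname{dist}(x,S)\le R(x)/2$. If $\operatorname{dist}(x,S)\ge s_0$ held, we would have $R(x)\le\operatorname{dist}(x,S)\le R(x)/2$, which is absurd. So $R(x)=s_0$, $|v-u(x)|\le s_0$, and $v=u(x)$. Thus $F_x=f$ on $S\cap B(x,R(x)/2)$.

On $B(x_0,2\delta)$ we have $|u(x)-x|\le2R(x)$: either $R(x)=\delta$ and $|u(x)-x|\le|x_0-x|\le2\delta$, or $R(x)\ge\operatorname{dist}(x,S)$. Let $|x-x'|\le R':=R(x')$, $u=u(x)$, $u'=u(x')$, $u\ne u'$. Then $R(x)\le2R'$ and $|u-u'|\le4R'+R'+2R'=7R'$, so $|P_u-P_{u'}|_{u',7R'}\le M$, then $|P_u-P_{u'}|_{x',7R'}\le C_1M$ by \eqref{eq:move}, and $|P_u-P_{u'}|_{x',R'}\le7^mC_1M$. Also $|u(x)-x_0|\le\delta$ gives $|P_{u(x)}-P_{x_0}|_{u(x),2\delta}\le M$; as $|u(x)-x|\le2\delta$, we get $|P_{u(x)}-P_{x_0}|_{x,\delta}\le2^mC_1M$. Lemma~\ref{lem:glue} applies with $7^mC_1M$ in place of $M$, and $S\subset B(x_0,\delta)$.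
\end{proof}

\section{Theorem~\ref{thm:main} from Theorems~\ref{thm:jet} and~\ref{thm:red}}\label{sec:combine}

Let $m\ge2$ and let $E\ne\emptyset$, $f$, $M$ satisfy the hypothesis of the finiteness principle with $k^\#=2^D$.

\emph{Finite subsets.} Let $k_*=(D+1)^{\ell_0+1}$ and let $C_R\ge1$ be the constant of Theorem~\ref{thm:red} for $k=k_*$; that constant increases with $k$. By Theorem~\ref{thm:red}, or by hypothesis if $\#S\le2^D$, every $S\subset E$ with $\#S\le k_*$ admits an extension of $f|_S$ of norm at most $C_RM$. Here $\log k_*=O(D^2\log D)=O(D^3)$ and $h=O(D^4)$, so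
\[
\log C_R=O(D^3)+(3m+2)\log k_*+h\log(h^2k_*)=O(D^7).
\]
Let $E_0\subset E$ be finite. The finitely many convex sets $\{J_0F:F=f\text{ on }S,\ \|F\|\le C_RM\}\subset\mathcal{P}$, for $S\subset E_0$ with $\#S\le(D+1)^{\ell_0}$, satisfy the hypothesis of Helly's theorem, because a union of $D+1$ such sets $S$ has at most $k_*$ points. Let $P$ be a common point. Theorem~\ref{thm:jet} for $E_0$, $x_0=0$, $P$ gives $F_{E_0}=f$ on $E_0$ with $\|F_{E_0}\|\le C^\#M$, where $C^\#=C_0C_R=e^{O(D^{14})}$.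

\emph{Passage to $E$.} To use compactness we must bound the jets $J_0F_{E_0}$, which are not determined when a nonzero polynomial vanishes on $E$. Let $\mathcal{P}_E=\{P\in\mathcal{P}:P|_E=0\}$ and $\mathcal{P}=\mathcal{P}_E\oplus\mathcal{Q}$. The evaluations at points of $E$ have no common zero in $\mathcal{Q}\setminus\{0\}$, so there is a finite $E_1\subset E$ such that $P\mapsto P|_{E_1}$ is injective on $\mathcal{Q}$. For finite $E_0$ with $E_1\subset E_0\subset E$, subtract an element of $\mathcal{P}_E$ from $F_{E_0}$ so that $J_0F_{E_0}\in\mathcal{Q}$; this changes neither the seminorm nor the values on $E$. By \eqref{eq:taylor0}, $|J_0F_{E_0}(z)-f(z)|\le n^{m/2}C^\#M|z|^m$ for $z\in E_1$, so $J_0F_{E_0}$ lies in a compact set $\mathcal{Q}_0\subset\mathcal{Q}$ independent of $E_0$. In the compact space $\{F:J_0F\in\mathcal{Q}_0,\ \|F\|\le C^\#M\}$ the closed subsets $\{F=f\text{ on }E_0\}$, $E_1\subset E_0\subset E$ finite, are nonempty, and the intersection of two of them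 is again one of them. A common element $F$ satisfies $F=f$ on $E$ and $\|F\|\le C^\#M$. This proves Theorem~\ref{thm:main}.

\section{Convex sets of jets and a model case}\label{sec:sets}

We begin the proof of Theorem~\ref{thm:jet}. Until the last paragraph of Section~\ref{sec:induction} the set $E$ is \emph{finite}; this is used in Helly's theorem and to bound stopping radii from below. Put $k_\ell=(D+1)^\ell$ for $\ell\ge0$. For $f:E\to\mathbb{R}$ let
\[
\Gamma_\ell(x,M)=\bigcap_{S\subset E,\ \#S\le k_\ell}\{J_xF:\ F=f\text{ on }S,\ \|F\|\le M\},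
\]
the set of jets at $x$ that pass all tests with $k_\ell$ points, and let $\sigma_\ell(x)$ be the set $\Gamma_\ell(x,1)$ for $f=0$. The hypothesis of Theorem~\ref{thm:jet} reads $P\in\Gamma_{\ell_0}(x_0,M)$. The sets $\Gamma_\ell$ and $\sigma_\ell$ decrease as the \emph{level} $\ell$ increases. The set $\sigma_\ell(x)$ depends only on $E$; it is convex, symmetric about $0$, and closed by the compactness statement of Section~\ref{ss:facts}. Adding and subtracting functions gives, for $a,a',\lambda>0$,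
\begin{equation}\label{eq:gammasigma}
\Gamma_\ell(x,a)+\lambda\sigma_\ell(x)\subset\Gamma_\ell(x,a+\lambda),\qquad\Gamma_\ell(x,a)-\Gamma_\ell(x,a')\subset(a+a')\sigma_\ell(x).
\end{equation}
So $\sigma_\ell(x)$ measures the uncertainty about the jet at $x$ that remains once $f$ is known. A jet can be moved from one point to another at the price of one level.

\begin{lemma}\label{lem:helly}
If $P\in\Gamma_{\ell+1}(x,M)$ and $y\in\mathbb{R}^n$, there is $P'\in\Gamma_\ell(y,M)$ with $|P-P'|_{x,\rho},\,|P-P'|_{y,\rho}\le C_TM|x-y|/\rho$ for all $\rho\ge|x-y|$. In particular ($f=0$), the same holds with $M\sigma_{\ell+1}(x)$ and $M\sigma_\ell(y)$.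
\end{lemma}

\begin{proof}
Consider the finitely many convex sets $\{J_yF:F=f\text{ on }S,\ J_xF=P,\ \|F\|\le M\}$, $\#S\le k_\ell$. Any $D+1$ of them intersect, since $(D+1)k_\ell=k_{\ell+1}$ and $P\in\Gamma_{\ell+1}(x,M)$. A common point $P'$ lies in $\Gamma_\ell(y,M)$, and $P=J_xF$, $P'=J_yF$ for some $F$ with $\|F\|\le M$; apply \eqref{eq:taylor}.
\end{proof}

Here is the difficulty. To solve the problem on $B(x_0,\delta)$ with jet $P_0$, we want jets $P_x\in\Gamma_\ell(x,\cdot)$ for all $x$, local solutions with these jets on balls of radius $R(x)/2$, and then Lemma~\ref{lem:glue}. Lemma~\ref{lem:helly} provides jets close to $P_0$ at scale $\delta$, which is (G2). But (G1) asks for closeness at scale $R(x')$, which may be arbitrarily small compared to $\delta$, and we cannot apply Lemma~\ref{lem:helly} along long chains of points, since each application costs a level. The remedy is visible in the following case.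

\begin{example}[data on a line]\label{ex:line}
Let $m=n=2$, $E\subset\mathbb{R}\times\{0\}$, $\ell\ge1$, $P_0\in\Gamma_{\ell+2}(x_0,1)$. The polynomial $z_2$ vanishes on $E$ and has seminorm $0$, so $\Gamma_j(x,1)+\mathbb{R}z_2=\Gamma_j(x,1)$: the data say nothing about $\partial_2P_x$, and the jets $P'_x\in\Gamma_{\ell+1}(x,1)$ from Lemma~\ref{lem:helly} are only known to satisfy $|\partial_2(P_x'-P_0)|\le C_T|x-x_0|$. Remove this freedom: let $V=\operatorname{span}\{1,z_1\}$ and subtract a multiple of $z_2$ from $P'_x$ to get $P_x\in\Gamma_{\ell+1}(x,1)\cap(P_0+V)$.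

\emph{Claim: if $|x-x'|\le r$ and $B(x',r)$ contains points $y_1,y_2\in E$ with $|y_1-y_2|\ge r$, then $|P_x-P_{x'}|_{x',r}\le4+3C_T$,} however small $r$ is. Take $P''\in\Gamma_\ell(x',1)$ with $|P''-P_x|_{x',r}\le C_T$, and let $c=\partial_2(P''-P_x)$. Then $|c|\le C_Tr$ and $|x'_2|\le r$, so $|cz_2|_{x',r}\le\sqrt2\,C_T$. The polynomial $q=P''-cz_2-P_{x'}$ lies in $V$, and in $2\sigma_\ell(x')$ by \eqref{eq:gammasigma}. For $m=2$ we have $|F(y)-J_{x'}F(y)|\le\frac12\|F\|\,|y-x'|^2$, so $|q(y_i)|\le r^2$. Writing $q=a+a'(z_1-x'_1)$ we find $|a'|\le2r$, $|a|\le3r^2$, $|q|_{x',r}\le\sqrt{13}$. Finally $P_x-P_{x'}=q+cz_2-(P''-P_x)$.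
\end{example}

The argument used three properties of $V$ at $(x',r)$: every polynomial is an element of $V$ of comparable size plus an element of $\sigma$; the set $\sigma\cap V$ is bounded; and the same $V$ works at all points and scales in question. In general $\sigma_\ell(x)$ contains no line; at scale $\rho$ it is long in some directions and short in others, and these directions change with $\rho$. The potential of the next section bounds the number of changes, Section~\ref{sec:transversal} constructs $V$ on a range of scales without change, and the induction of Section~\ref{sec:induction} takes over at the scale where a change occurs.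

\section{A monotone potential}\label{sec:potential}

\subsection{Definition and examples}
Let $N=\operatorname{diag}(m-|\alpha|)_{\alpha\in\mathcal{M}}$ and $W=\operatorname{tr}N$, so that
\[
1\le N\le m,\qquad 2\le D\le W\le mD\le D^2,\qquad \iota_{x,e^{-s}}=e^{sN}\iota_{x,1}.
\]
For a symmetric $G\ge0$ on $\mathbb{R}^{\mathcal{M}}$ let
\[
\mathcal{E}(G)=\{G^{1/2}u:|u|\le1\},\qquad T_G=G(1+G)^{-1},\qquad w(G)=\operatorname{tr}(NT_G)\in[0,W].
\]
The ellipsoid $\mathcal{E}(G)$, possibly degenerate, has support function $\xi\mapsto\langle G\xi,\xi\rangle^{1/2}$. Since a compact convex set is determined by its support function, $L\mathcal{E}(G)=\mathcal{E}(LGL^T)$ for linear $L$, and $\mathcal{E}(LL^T)$ is the image of the unit ball of $\mathbb{R}^r$ under $L:\mathbb{R}^r\to\mathbb{R}^{\mathcal{M}}$. A semiaxis of length $\sqrt g$ gives the eigenvalue $g/(1+g)$ of $T_G$; so $T_G$ is a smoothed projection onto the long axes, and $w(G)$ counts them with weights. The \emph{potential}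 is
\[
\Phi_\ell(x,\rho)=\sup\{w(G):\ \mathcal{E}(G)\subset\iota_{x,\rho}\sigma_\ell(x)\}\in[0,W].
\]
It is nonincreasing in $\ell$. If $\mathcal{E}\subset\mathcal{P}$ satisfies $\iota_{x,1}\mathcal{E}=\mathcal{E}(G)$, then $\iota_{x,e^{-s}}\mathcal{E}=\mathcal{E}(G_s)$ with $G_s=e^{sN}Ge^{sN}$. We call $(G_s)_{s\in\mathbb{R}}$ the \emph{flow} of the ellipsoid $\mathcal{E}$ at $x$ and write $T_s=T_{G_s}$, $w(s)=w(G_s)$.

\begin{example}\label{ex:twopoints}
Let $n=1$, $m=2$; then $D=2$, $N=\operatorname{diag}(2,1)$, $W=3$, and $\iota_{0,\rho}(p_0+p_1z)=(u_0,u_1)=(p_0/\rho^2,p_1/\rho)$.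

(a) \emph{Why the weight $N$.} For a segment, $G=qq^T$, one has $T_G=qq^T/(1+|q|^2)$ and
\[
\operatorname{tr}T_s=\frac{q_0^2e^{4s}+q_1^2e^{2s}}{1+q_0^2e^{4s}+q_1^2e^{2s}},\qquad w(s)=\frac{2q_0^2e^{4s}+q_1^2e^{2s}}{1+q_0^2e^{4s}+q_1^2e^{2s}} .
\]
If $q_1^2\gg|q_0|>0$, then for $|q_1|^{-1}\ll e^s\ll|q_1/q_0|$ the segment is long and nearly parallel to $e_1$, and for $e^s\gg|q_1/q_0|$ it is nearly parallel to $e_0$. During the rotation $\operatorname{tr}T_s$ stays near $1$, while $w(s)$ rises from $1$ to $2$. The weighted count detects a change of direction as well as a change of length.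

(b) \emph{Two points.} Let $E=\{d_1,d_2\}$, $0<2d_1\le d_2$, $\ell\ge1$, $\tau_i=d_i/\rho$, $\Omega=\iota_{0,\rho}\sigma_\ell(0)$. If $P\in\sigma_\ell(0)$, then $|P(d_i)|\le d_i^2/2$, so $\Omega$ lies in the strips $|u_0+\tau_iu_1|\le\tau_i^2/2$.

If $\tau_1\to\infty$, then $\Phi_\ell(0,\rho)\to3$: with the cutoff $\theta$ of radius $r=d_1/3$ at $0$, the function $\theta P$ vanishes on $E$, has jet $P$, and $\|\theta P\|\le C|P|_{0,r}\le C(\rho/r)|P|_{0,\rho}$ with $C$ absolute; so $\Omega$ contains a ball of radius $\tau_1/(3C)$.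

If $\tau_1\to0$ and $\tau_2\to\infty$, then $\Phi_\ell(0,\rho)\to1$. The function $\frac12(z-d_1)(d_2-z)$ has seminorm $1$ and derivative $(d_1+d_2)/2$ at $0$, so $\Omega$ contains a segment $[-q,q]$ with $|q|\ge\tau_2/2$, and $w(qq^T)\ge|q|^2/(1+|q|^2)$. Conversely let $\mathcal{E}(G)\subset\Omega$, $T=T_G\le G$, and let $\xi$ be the unit vector in direction $(1,\tau_1)$. Then $\langle T\xi,\xi\rangle\le\tau_1^4/4$, so $\operatorname{tr}T\le1+\tau_1^4/4$, $|T^{1/2}e_0|\le\tau_1^2/2+|e_0-\xi|$, and $w(G)=\operatorname{tr}T+|T^{1/2}e_0|^2$.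

If $\tau_2\to0$, then $\Phi_\ell(0,\rho)\to0$: the two strips give $|u_1|\le\frac54\tau_2$ and $|u_0|\le\tau_2^2$ on $\Omega$, and $w(G)\le2\operatorname{tr}G$.

So the potential rests near the integers $0,1,3$ on long ranges of scales; the long directions there are $0$, $\mathbb{R}e_1$, $\mathbb{R}^2$, and complements are given by all polynomials, the constants, and $0$.
\end{example}

\subsection{The flow of an ellipsoid}
The function $2w(s)$ is a logarithmic derivative of a sum of exponentials with nonnegative coefficients. This gives monotonicity, and it forces exponential flatness on any long interval where $w$ grows little. For $I\subset\mathcal{M}$ let $N(I)=\sum_{\alpha\in I}(m-|\alpha|)$ and let $G_{II}$ be the principal submatrix, with $\det G_{\emptyset\emptyset}=1$. Put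
\[
c_j=\sum_{N(I)=j}\det G_{II}\ge0,\qquad Z(s)=\sum_{j=0}^Wc_je^{2js},\qquad\mu_s(j)=\frac{c_je^{2js}}{Z(s)},
\]
so $\mu_s$ is a probability measure on $\{0,\dots,W\}$. In Example~\ref{ex:twopoints}(a), $Z(s)=1+q_1^2e^{2s}+q_0^2e^{4s}$.

\begin{lemma}\label{lem:flow}
\begin{itemize}
\item[(a)] $w(s)$ is the mean of $\mu_s$, and $w'(s)=2\operatorname{Var}\mu_s\ge0$.
\item[(b)] With $T=T_s$: $w'=2\operatorname{tr}(N(1-T)NT)=2\operatorname{tr}(N^2(T-T^2))+\|[N,T]\|_{HS}^2$. Hence $\operatorname{tr}(T-T^2)\le w'/2$ and $\|[N,T]\|_{HS}^2\le w'$. Also $\|T'\|_{HS}\le\sqrt{2w'}$.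
\item[(c)] Let $s'<s''$, $\operatorname{Var}\mu_{s'}\le v\le\frac18$, $\operatorname{Var}\mu_{s''}\le\frac18$, $w(s'')-w(s')\le\frac14$. Then for $s'\le s\le s''$
\[
w'(s)\le2W^2\bigl(8ve^{-2(s-s')}+e^{-2(s''-s)}\bigr),\qquad\|T_s-T_{s'}\|_{HS}\le2W\bigl(\sqrt{8v}+e^{-(s''-s)}\bigr).
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) The determinant $\det(1+Y)$ is the sum of all principal minors of $Y$, and $\det(G_s)_{II}=e^{2sN(I)}\det G_{II}$; so $\det(1+G_s)=Z(s)$. As $G_s'=NG_s+G_sN$,
\[
\frac{Z'(s)}{Z(s)}=\operatorname{tr}\bigl((1+G_s)^{-1}(NG_s+G_sN)\bigr)=2\operatorname{tr}(NT_s).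
\]
The left side is $2\sum_jj\mu_s(j)$. Differentiating the mean, $w'=2\sum_jj^2\mu_s(j)-2\bigl(\sum_jj\mu_s(j)\bigr)^2$.

(b) Since $1-T=(1+G_s)^{-1}$ and $G_s(1-T)=T$, we get $T'=(1-T)(NG_s+G_sN)(1-T)=(1-T)NT+TN(1-T)$. Thus $w'=\operatorname{tr}(NT')=2\operatorname{tr}(N(1-T)NT)=2\operatorname{tr}(N^2T)-2\operatorname{tr}(NTNT)$. The commutator $[N,T]$ is antisymmetric, so $\|[N,T]\|_{HS}^2=-\operatorname{tr}[N,T]^2=2\operatorname{tr}(N^2T^2)-2\operatorname{tr}(NTNT)$, which gives the second formula. Since $N^2\ge1$ and $T-T^2\ge0$, we have $\operatorname{tr}(N^2(T-T^2))\ge\operatorname{tr}(T-T^2)\ge0$. Finally, by $T^2\le T$ and $(1-T)^2\le1-T$,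
\[
\|TN(1-T)\|_{HS}^2=\operatorname{tr}\bigl(T^2N(1-T)^2N\bigr)\le\operatorname{tr}\bigl(TN(1-T)N\bigr)=w'/2,
\]
and $T'$ is the sum of this matrix and its transpose.

(c) The variance of an integer-valued variable is at least the squared distance from its mean to $\mathbb{Z}$. So $w(s')$ and $w(s'')$ are within $\sqrt{1/8}<0.354$ of integers, and since $2(0.354)+0.25<1$, of the same integer $j_0$. Integers $j\ne j_0$ differ from either mean by more than $0.646>\frac12$, so Chebyshev's inequality gives $\mu_{s'}(j\ne j_0)\le4v\le\frac12$ and $\mu_{s''}(j\ne j_0)\le\frac12$. Hence $\sum_{j<j_0}\mu_{s'}(j)/\mu_{s'}(j_0)\le8v$ and $\sum_{j>j_0}\mu_{s''}(j)/\mu_{s''}(j_0)\le1$. The ratio $\mu_s(j)/\mu_s(j_0)$ is a constant times $e^{2(j-j_0)s}$; comparing with $s'$ for $j<j_0$ and with $s''$ for $j>j_0$,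
\[
\mu_s(j\ne j_0)\le\sum_{j\ne j_0}\frac{\mu_s(j)}{\mu_s(j_0)}\le8ve^{-2(s-s')}+e^{-2(s''-s)} .
\]
Now $\operatorname{Var}\mu_s\le\sum_j(j-j_0)^2\mu_s(j)\le W^2\mu_s(j\ne j_0)$ gives the first bound. By (b), $\|T'_\sigma\|_{HS}\le2W(\sqrt{8v}\,e^{-(\sigma-s')}+e^{-(s''-\sigma)})$; integrate over $\sigma\in[s',s]$.
\end{proof}

By (a), an ellipsoid in $\sigma_\ell(x)$ has larger weight at smaller scales, so $\Phi_\ell(x,\rho)$ is nonincreasing in $\rho$.

A \emph{graded projection} is an orthogonal projection $\Pi$ on $\mathbb{R}^{\mathcal{M}}$ that commutes with $N$; equivalently, it preserves each space $\mathcal{H}_j=\operatorname{span}\{e_\alpha:|\alpha|=j\}$. Then $\operatorname{tr}(N\Pi)=\sum_j(m-j)\operatorname{rank}(\Pi|_{\mathcal{H}_j})$ is an integer.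

\begin{lemma}[Plateau]\label{lem:plateau}
Let $t\ge1$, $s_b-s_a=2t+2$, $w(s_b)-w(s_a)\le\frac14$, $s_*=\frac12(s_a+s_b)$. Then there is a graded projection $\Pi$ with $\|T_{s_*}-\Pi\|_{HS}\le14W^2e^{-t}$, and $\operatorname{tr}(T_{s_*}-T_{s_*}^2)\le14W^2e^{-t}$.
\end{lemma}

\begin{proof}
Since $w'\ge0$ has integral at most $\frac14$ over $[s_a,s_b]$, there are $s'\in[s_a,s_a+1]$ and $s''\in[s_b-1,s_b]$ where $w'\le\frac14$, that is, $\operatorname{Var}\le\frac18$. As $s_*-s'\ge t$ and $s''-s_*\ge t$, Lemma~\ref{lem:flow}(c) with $v=\frac18$ gives $w'(s_*)\le4W^2e^{-2t}$. Let $T=T_{s_*}$; then $\operatorname{tr}(T-T^2)\le2W^2e^{-2t}$. Let $T_d$ be the block-diagonal part of $T$ with respect to the spaces $\mathcal{H}_j$, so $0\le T_d\le1$. The $(\alpha,\beta)$ entry of $[N,T]$ is $(|\beta|-|\alpha|)T_{\alpha\beta}$, hence $\|T-T_d\|_{HS}\le\|[N,T]\|_{HS}\le2We^{-t}$. From $\operatorname{tr}T_d=\operatorname{tr}T$ and $\operatorname{tr}T^2=\operatorname{tr}T_d^2+\|T-T_d\|_{HS}^2$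 we get $\operatorname{tr}(T_d-T_d^2)\le6W^2e^{-2t}$. Let $\Pi$ be the spectral projection of $T_d$ for $(\frac12,1]$; it commutes with $N$. Summing over the eigenvalues $\lambda$ of $T_d$, $\|T_d-\Pi\|_{HS}\le\sum\min(\lambda,1-\lambda)\le2\sum\lambda(1-\lambda)\le12W^2e^{-2t}$. Add the two bounds.
\end{proof}

\section{From a plateau to a transversal space of polynomials}\label{sec:transversal}

On a plateau the ellipsoid is very long along the range $H$ of a graded projection and very short across it. We show that, if the ellipsoid nearly attains the potential, the whole set $\sigma_\ell(x)$ stays near $H$; that $H$ is then almost closed under multiplication by the coordinates; and that such an $H$ has a complement spanned by monomials that does not depend on the point or the scale.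

\subsection{Long and short directions}
Let $0<\eta\le\frac1{100}$, let $\Pi$ be a graded projection with range $H$. We say that $G$ is \emph{$\eta$-close to $\Pi$} if $\|T_G-\Pi\|\le\eta$ and $\operatorname{tr}(T_G-T_G^2)\le\eta$. For a convex symmetric set $\Omega\subset\mathbb{R}^{\mathcal{M}}$ we say that $\mathcal{E}(G)$ is \emph{nearly maximal in $\Omega$} if $\mathcal{E}(G)\subset\Omega$ and $w(G')<w(G)+\frac38$ whenever $\mathcal{E}(G')\subset\Omega$. For $\Omega=\iota_{x,\rho}\sigma_\ell(x)\supset\mathcal{E}(G)$ this holds as soon as $\Phi_\ell(x,\rho)<w(G)+\frac38$.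

\begin{lemma}[Long directions]\label{lem:long}
Let $G$ be $\eta$-close to $\Pi$. For $h\in H$ there is $p\in\sqrt\eta\,|h|\,\mathcal{E}(G)$ with $|p-h|\le\eta|h|$.
\end{lemma}

\begin{proof}
Let $|h|=1$ and $p=T_Gh=G^{1/2}u$, $u=G^{1/2}(1+G)^{-1}h$. Then $|u|^2=\langle(T_G-T_G^2)h,h\rangle\le\eta$ and $|p-h|=|(T_G-\Pi)h|\le\eta$.
\end{proof}

\begin{lemma}[Short directions]\label{lem:short}
Let $G$ be $\eta$-close to $\Pi$ and $\mathcal{E}(G)$ nearly maximal in $\Omega$. Then $|(1-\Pi)q|\le33W\max(1,\sqrt\eta\,|q|)$ for all $q\in\Omega$.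
\end{lemma}

The idea: if $q$ reached far across $H$, we could shrink the ellipsoid slightly, losing $\frac18$ in weight, and add the direction $q$, gaining more than $\frac12$.

\begin{proof}
If $|q|>\eta^{-1/2}$, replace $q$ by $q/(\sqrt\eta\,|q|)\in\Omega$. So we may assume $|q|\le\eta^{-1/2}$ and must show $|(1-\Pi)q|\le33W$. Put $\lambda=\frac1{16W}\le\frac1{32}$, $c=(1-\lambda)^2$, $G_1=cG$, $G'=G_1+\lambda^2qq^T$. The support function of $\mathcal{E}(G')$ satisfies
\[
\bigl((1-\lambda)^2|G^{1/2}\xi|^2+\lambda^2\langle q,\xi\rangle^2\bigr)^{1/2}\le(1-\lambda)|G^{1/2}\xi|+\lambda|\langle q,\xi\rangle|,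
\]
and the right side is the support function of the compact convex set $(1-\lambda)\mathcal{E}(G)+\lambda[-q,q]\subset\Omega$. So $\mathcal{E}(G')\subset\Omega$.

\emph{Loss.} From $\frac{cg}{1+cg}\ge\frac{cg}{1+g}$ we get $T_{G_1}\ge cT_G$, so $w(G_1)\ge w(G)-(1-c)W\ge w(G)-2\lambda W=w(G)-\frac18$.

\emph{Gain.} Let $Y=(1+G_1)^{-1}=1-T_{G_1}$. The Sherman--Morrison formula $(Y^{-1}+aa^T)^{-1}=Y-Yaa^TY/(1+\langle a,Ya\rangle)$ with $a=\lambda q$, and $N\ge1$, give
\[
w(G')-w(G_1)=\frac{\lambda^2\langle NYq,Yq\rangle}{1+\lambda^2\langle q,Yq\rangle}\ge\frac{\lambda^2|Yq|^2}{1+\lambda^2\langle q,Yq\rangle}.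
\]
Since $c\ge\frac14$ and $1+cg\ge c(1+g)$, for $g\ge0$
\[
\frac{cg}{(1+cg)^2}\le\frac{4g}{(1+g)^2},\qquad0\le\frac g{1+g}-\frac{cg}{1+cg}=\frac{(1-c)g}{(1+g)(1+cg)}\le\frac{4g}{(1+g)^2}.
\]
Hence $\|Y-Y^2\|\le4\eta$ and $\|Y-(1-\Pi)\|\le\|T_{G_1}-T_G\|+\|T_G-\Pi\|\le5\eta$. With $|q|\le\eta^{-1/2}$ this gives $\langle q,Yq\rangle\le|Yq|^2+4$ and $|Yq|\ge|(1-\Pi)q|-5\sqrt\eta\ge|(1-\Pi)q|-1$. If $|(1-\Pi)q|\ge\frac2\lambda+1$, then $y=\lambda^2|Yq|^2\ge4$ and the gain is at least $\frac{y}{1+y+4\lambda^2}\ge\frac4{5+4\lambda^2}>\frac12$, so $w(G')>w(G)+\frac38$, contrary to near maximality. Thus $|(1-\Pi)q|<32W+1\le33W$.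
\end{proof}

\subsection{The long directions almost form an ideal}
In Example~\ref{ex:line} it was essential that one space $V$ served everywhere. A complement of $H$ that is invariant under translations need not exist: for $n=1$, $m=2$ the only translation-invariant line in $\mathcal{P}$ is the line of constants, so $H=\mathbb{R}e_0$ has no such complement. This $H$ cannot occur, because a function vanishing on $S$ may be multiplied by a coordinate and still vanishes on $S$.

Define $X_ie_\alpha=\sqrt{\alpha_i+1}\,e_{\alpha+e_i}$ if $|\alpha|<m-1$ and $X_ie_\alpha=0$ if $|\alpha|=m-1$. Then $\|X_i\|\le\sqrt m$ and $X_i\mathcal{H}_j\subset\mathcal{H}_{j+1}$, with $\mathcal{H}_m=0$. From $\partial^{\alpha+e_i}((z_i-x_i)P)(x)=(\alpha_i+1)\partial^\alpha P(x)$ and $(\alpha+e_i)!=(\alpha_i+1)\alpha!$ we get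
\begin{equation}\label{eq:mult}
X_i\,\iota_{x,\rho}P=\iota_{x,\rho}J_x\Bigl(\frac{z_i-x_i}{\rho}P\Bigr).
\end{equation}

\begin{lemma}\label{lem:ideal}
Let $G$ be $\eta$-close to $\Pi$ and $\mathcal{E}(G)$ nearly maximal in $\Omega=\iota_{x,\rho}\sigma_\ell(x)$. Then $\|(1-\Pi)X_i\Pi\|\le C_3\eta^{1/4}$ for all $i$, where $C_3=33WC_2+\sqrt m$, $C_2=2D\,3^mb\,(\sqrt{m!}\,2^m(C_T+2C_1)+1)$; so $C_3=e^{O(D^2)}$.
\end{lemma}

\begin{proof}
Because $\Pi$ is graded, $(1-\Pi)X_i\Pi$ maps $\mathcal{H}_j$ to $\mathcal{H}_{j+1}$. These spaces are mutually orthogonal, so its norm is the maximum of the norms of the restrictions, and the restriction to $\mathcal{H}_{m-1}$ is $0$. It therefore suffices to bound $|(1-\Pi)X_ih|$ for a unit vector $h\in H\cap\mathcal{H}_j$, $j\le m-2$.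

Take $p$ from Lemma~\ref{lem:long} and $P=\iota_{x,\rho}^{-1}p\in\sqrt\eta\,\sigma_\ell(x)$. Let $a=\eta^{-1/4}>1$. Passing from scale $\rho$ to $a\rho$ multiplies $h$ by $a^{-(m-j)}\le a^{-2}$ and shrinks $p-h$ by a factor at least $a$, so $|P|_{x,a\rho}\le a^{-2}+\eta a^{-1}\le2\sqrt\eta$. For $S\subset E$, $\#S\le k_\ell$, choose $F_S$ with $F_S=0$ on $S$, $J_xF_S=P$, $\|F_S\|\le\sqrt\eta$, and put
\[
F'_S=\theta\cdot\frac{z_i-x_i}{a\rho}\cdot F_S,
\]
with $\theta$ the cutoff of radius $a\rho$ at $x$. On $B(x,2a\rho)$, \eqref{eq:local} at scale $a\rho$ gives $|\partial^\beta F_S|\le\sqrt{m!}\,2^m(C_T+2C_1)\sqrt\eta\,(a\rho)^{m-|\beta|}$ for $|\beta|\le m-1$; the $m$-th derivatives are at most $\sqrt\eta$ a.e.; and the derivatives of order $|\gamma|$ of the middle factor are at most $2(a\rho)^{-|\gamma|}$. The Leibniz rule and \eqref{eq:ae} give $\|F'_S\|\le C_2\sqrt\eta$. Moreover $F'_S=0$ on $S$, and by \eqref{eq:mult} $\iota_{x,\rho}J_xF'_S=X_ip/a$ for every $S$. Hence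
\[
q:=\frac{X_ip}{aC_2\sqrt\eta}=\frac{\eta^{-1/4}}{C_2}X_ip\in\Omega,\qquad|q|\le\eta^{-1/4}\frac{\sqrt m\,(1+\eta)}{C_2}\le\eta^{-1/2}.
\]
Lemma~\ref{lem:short} gives $|(1-\Pi)X_ip|\le33WC_2\eta^{1/4}$, and $|X_i(p-h)|\le\sqrt m\,\eta$.
\end{proof}

\begin{remark}
Cutting off at scale $\rho$ itself would give only $\|F'_S\|\le C$, since $|P|_{x,\rho}$ is about $1$, and then a bound for $(1-\Pi)X_ip$ that is not small. The larger scale $a\rho$ costs a factor $a$ in the jet but gains $a^2$ in the norm. The gain $a^2$ needs $h$ homogeneous of degree at most $m-2$; this is where the grading of $\Pi$ is used.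
\end{remark}

\subsection{A monomial complement}
A graded projection need not be diagonal: for $m=n=2$ the line spanned by $e_{(1,0)}+e_{(0,1)}$ is graded and is annihilated by $X_1,X_2$. To find a coordinate complement we run a second flow, with a diagonal generator $N'$ that has distinct integer eigenvalues and is compatible with the $X_i$, and stop it at a time when the projection nearly commutes with $N'$. Call $\mathcal{A}\subset\mathcal{M}$ \emph{monotone} if $\alpha\in\mathcal{A}$ and $\alpha+e_i\in\mathcal{M}$ imply $\alpha+e_i\in\mathcal{A}$.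

\begin{lemma}\label{lem:monomial}
Let $K_0=e^{64D^9}$, $K=3K_0$. Let $\Pi$ be an orthogonal projection with range $H$ and $\|(1-\Pi)X_i\Pi\|\le\frac1{2K_0}$ for all $i$. Then there is a monotone $\mathcal{A}$ such that, with $V=\operatorname{span}\{e_\alpha:\alpha\notin\mathcal{A}\}$,
\begin{itemize}
\item[(a)] each $u\in\mathbb{R}^{\mathcal{M}}$ is $u=v+h$ with $v\in V$, $h\in H$, $|v|,|h|\le K|u|$;
\item[(b)] $|(1-\Pi)v|\ge|v|/K$ for $v\in V$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{The flow.} There is $a\in\{1,\dots,D^2\}^n$ such that the numbers $\langle a,\alpha\rangle$, $\alpha\in\mathcal{M}$, are distinct: for $\alpha\ne\beta$ at most a fraction $D^{-2}$ of all $a$ satisfy $\langle a,\alpha-\beta\rangle=0$ (fix all coordinates of $a$ but one where $\alpha-\beta$ is nonzero), and there are fewer than $D^2$ pairs. Let $N'=\operatorname{diag}(1+\langle a,\alpha\rangle)$, so $1\le N'\le1+D^2(m-1)\le D^3$ and $\operatorname{tr}N'\le D^4$. Let $U_s=e^{sN'}$ and let $\Pi_s$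 be the orthogonal projection onto $H^s=U_sH$. If $H\ne0$, the columns of $Y$ form a basis of $H$, and $Y_s=U_sY$, then $\Pi_s=Y_s(Y_s^TY_s)^{-1}Y_s^T$ and $Y_s'=N'Y_s$, so $\Pi_s'=N'\Pi_s+\Pi_sN'-2\Pi_sN'\Pi_s$; this also holds for $H=0$. Using $\Pi_s^2=\Pi_s$ and the commutator identity from the proof of Lemma~\ref{lem:flow}(b),
\[
\frac d{ds}\operatorname{tr}(N'\Pi_s)=2\operatorname{tr}(N'^2\Pi_s)-2\operatorname{tr}(N'\Pi_sN'\Pi_s)=\|[N',\Pi_s]\|_{HS}^2 .
\]
As $0\le\operatorname{tr}(N'\Pi_s)\le D^4$, some $s\in[0,64D^6]$ has $\|[N',\Pi_s]\|_{HS}\le\tau:=\frac1{8D}$. Fix this $s$; then $1\le U_s\le e^{64D^6\cdot D^3}=K_0$.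

\emph{The set $\mathcal{A}$.} The entries of $N'$ are distinct integers, so the off-diagonal part of $\Pi_s$ has Hilbert--Schmidt norm at most $\tau$. The diagonal entries $d_\alpha\in[0,1]$ satisfy $\sum_\alpha(d_\alpha-d_\alpha^2)=\operatorname{tr}\Pi_s^2-\sum_\alpha d_\alpha^2\le\tau^2$. Let $\mathcal{A}=\{\alpha:d_\alpha\ge\frac12\}$ and let $\Pi_{\mathcal{A}}$ be the coordinate projection onto $\mathbb{R}^{\mathcal{A}}=V^\perp$. Since $\min(d,1-d)\le2(d-d^2)$, we get $\|\Pi_s-\Pi_{\mathcal{A}}\|\le\tau+2\tau^2\le\frac1{6D}$.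

\emph{$\mathcal{A}$ is monotone.} On basis vectors one sees $U_sX_iU_s^{-1}=e^{sa_i}X_i$. For $h\in H^s$ put $h_0=U_s^{-1}h\in H$, $|h_0|\le|h|$. Then $X_ih=e^{-sa_i}U_s\Pi X_ih_0+e^{-sa_i}U_s(1-\Pi)X_i\Pi h_0$, the first term lies in $H^s$, and so $\operatorname{dist}(X_ih,H^s)\le K_0\cdot\frac1{2K_0}|h|=\frac12|h|$. Let $\alpha\in\mathcal{A}$, $\alpha+e_i\in\mathcal{M}$, $h=\Pi_se_\alpha$. Then $|h-e_\alpha|\le\frac1{6D}$, and since $X_ie_\alpha$ is $e_{\alpha+e_i}$ times a factor at least $1$,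
\[
\operatorname{dist}(e_{\alpha+e_i},H^s)\le\operatorname{dist}(X_ie_\alpha,H^s)\le\frac{\sqrt m}{6D}+\frac12\le\frac23 .
\]
If $\alpha+e_i\notin\mathcal{A}$, the left side would be at least $1-|\Pi_se_{\alpha+e_i}|\ge1-\frac1{6D}>\frac23$.

\emph{Transversality.} We have $\|\Pi_s-\Pi_{\mathcal{A}}\|\le\frac14$. So $|\Pi_{\mathcal{A}}h|\ge\frac34|h|$ on $H^s$ and $|\Pi_sy|\ge\frac34|y|$ on $\mathbb{R}^{\mathcal{A}}$; the two spaces have equal dimension and $\Pi_{\mathcal{A}}:H^s\to\mathbb{R}^{\mathcal{A}}$ is bijective. Given $u'$, take $h'\in H^s$ with $\Pi_{\mathcal{A}}h'=\Pi_{\mathcal{A}}u'$; then $v'=u'-h'\in V$, $|h'|\le\frac43|u'|$, $|v'|\le\frac73|u'|$. Apply this to $u'=U_su$ and then apply $U_s^{-1}$, which preserves $V$, maps $H^s$ to $H$ and has norm at most $1$: this gives (a), as $\frac73K_0\le K$. For $v\in V$, $|(1-\Pi)v|=\operatorname{dist}(v,H)\ge K_0^{-1}\operatorname{dist}(U_sv,H^s)$. Since $\Pi_{\mathcal{A}}U_sv=0$, we have $|\Pi_sU_sv|\le\frac14|U_sv|$, so $\operatorname{dist}(U_sv,H^s)\ge\frac34|U_sv|\ge\frac34|v|$,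 and (b) follows.
\end{proof}

Let $V_{\mathcal{A}}=\operatorname{span}\{z^\alpha:\alpha\notin\mathcal{A}\}\subset\mathcal{P}$. As $\mathcal{A}$ is monotone, $\alpha\notin\mathcal{A}$ and $\beta\le\alpha$ imply $\beta\notin\mathcal{A}$. By the binomial theorem $V_{\mathcal{A}}=\operatorname{span}\{(z-x)^\alpha:\alpha\notin\mathcal{A}\}$ for every $x$, and $\iota_{x,\rho}(z-x)^\alpha$ is a positive multiple of $e_\alpha$. Therefore
\begin{equation}\label{eq:invariant}
\iota_{x,\rho}V_{\mathcal{A}}=V\quad\text{for all }x\in\mathbb{R}^n,\ \rho>0 .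
\end{equation}

\subsection{Parameters}\label{ss:param}
Let $K_*=33WK$ and
\[
\eta_*=\min\{\tfrac1{100},\,(2C_3K_0)^{-4},\,(66WK)^{-2}\},\qquad\epsilon=14W^2e^{-t},\qquad\eta=1000D^{10}\sqrt\epsilon,
\]
where $t$ is the smallest positive integer for which $\eta\le\eta_*$ and $\epsilon\le(100D)^{-10}$. From now on $\eta$ has this value. The number $\epsilon$ is the accuracy of Lemma~\ref{lem:plateau}, and $\eta$ is what remains of it after the ellipsoid is moved to other points and scales. Since $\log(1/\eta_*)=O(D^9)$, we have $t=O(D^9)$. Note $e^{-t}\le\epsilon\le e^{t}\epsilon^2$ is not needed in full; we use only $e^{-t}\le\epsilon\le\sqrt\epsilon$. Let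
\[
\kappa_0=\frac1{8C_1C_T},\qquad A_1=\frac{16C_1C_T}\epsilon,\qquad A_*=A_1e^{(4W+1)(2t+2)},\qquad\Lambda=2e^{t+2}A_* .
\]
Then $A_1\kappa_0=2/\epsilon$, and $\log A_*,\log\Lambda=O(D^{11})$ because $1/\epsilon\le e^t$ and $Wt=O(D^{11})$.

\subsection{Transversality}
Fix a monotone $\mathcal{A}$. The first two properties isolated after Example~\ref{ex:line} take the following form at a point $y$, scale $\rho$ and level $\ell$.
\begin{itemize}
\item[(T1)$_\ell$] Each $P\in\mathcal{P}$ is $P=v+p$ with $v\in V_{\mathcal{A}}$, $|v|_{y,\rho}\le2K|P|_{y,\rho}$, $p\in|P|_{y,\rho}\,\sigma_\ell(y)$.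
\item[(T2)$_\ell$] If $q\in\sigma_\ell(y)\cap V_{\mathcal{A}}$, then $|q|_{y,\rho}\le K_*$.
\end{itemize}
We write (T1$'$)$_\ell$ for (T1)$_\ell$ with the weaker bounds $|v|_{y,\rho}\le3K|P|_{y,\rho}$, $p\in2|P|_{y,\rho}\,\sigma_\ell(y)$, and (T2$'$)$_\ell$ for (T2)$_\ell$ with $3K_*$ in place of $K_*$.

\begin{lemma}\label{lem:T}
Let $\Pi$ be a graded projection satisfying the hypothesis of Lemma~\ref{lem:monomial}, with $\mathcal{A}$ as there. Let $\mathcal{E}(G)\subset\iota_{y,\rho}\sigma_\ell(y)$ with $G$ $\eta$-close to $\Pi$. Then {\rm(T1)}$_\ell$ holds at $(y,\rho)$. If moreover $\ell'\le\ell$ and $\Phi_{\ell'}(y,\rho)<w(G)+\frac38$, then {\rm(T2)}$_{\ell'}$ holds at $(y,\rho)$.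
\end{lemma}

\begin{proof}
By \eqref{eq:invariant} we may work in $\mathbb{R}^{\mathcal{M}}$. Let $u_0=\iota_{y,\rho}P$. Given $u_j$, write $u_j=v_j+h_j$ by Lemma~\ref{lem:monomial}(a), choose $p_j\in\sqrt\eta\,K|u_j|\,\mathcal{E}(G)$ with $|p_j-h_j|\le\eta K|u_j|\le\frac12|u_j|$ by Lemma~\ref{lem:long}, and put $u_{j+1}=h_j-p_j$. Then $|u_j|\le2^{-j}|u_0|$ and $u_0=\sum v_j+\sum p_j$, with $|\sum v_j|\le2K|u_0|$ and $\sum p_j\in2K\sqrt\eta\,|u_0|\,\mathcal{E}(G)\subset|u_0|\,\mathcal{E}(G)$.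

For the second claim, $\mathcal{E}(G)$ is nearly maximal in $\Omega=\iota_{y,\rho}\sigma_{\ell'}(y)\supset\iota_{y,\rho}\sigma_\ell(y)$. For $q\in\Omega\cap V$, Lemmas~\ref{lem:monomial}(b) and~\ref{lem:short} give $|q|\le33WK\max(1,\sqrt\eta\,|q|)$. Since $33WK\sqrt\eta\le\frac12$, the maximum cannot be $\sqrt\eta\,|q|>1$, so $|q|\le K_*$.
\end{proof}

Transversality passes to nearby points; (T1) loses one level downward and (T2) one level upward.

\begin{lemma}\label{lem:transfer}
Let $\ell\ge\ell'$, $\ell\ge1$, suppose {\rm(T1)}$_\ell$ and {\rm(T2)}$_{\ell'}$ hold at $(y,\rho)$, and let $|x-y|\le\kappa_0\rho$. Then {\rm(T1$'$)}$_{\ell-1}$ and {\rm(T2$'$)}$_{\ell'+1}$ hold at $(x,\rho)$.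
\end{lemma}

\begin{proof}
By \eqref{eq:near} and $C_1\kappa_0\le\frac18$, each of the norms $|\cdot|_{x,\rho}$, $|\cdot|_{y,\rho}$ is at most $\frac98$ times the other. Also $C_T\kappa_0\le\frac18$.

(T1$'$): Let $Q_0=P$, $|P|_{y,\rho}=1$. Given $Q_j$ with $|Q_j|_{y,\rho}\le8^{-j}$, write $Q_j=v_j+p_j$ by (T1)$_\ell$, choose $\tilde p_j\in8^{-j}\sigma_{\ell-1}(x)$ with $|p_j-\tilde p_j|_{y,\rho}\le8^{-j-1}$ by Lemma~\ref{lem:helly}, and put $Q_{j+1}=p_j-\tilde p_j$. Then $v=\sum v_j\in V_{\mathcal{A}}$ converges with $|v|_{y,\rho}\le\frac{16}7K$, and the partial sums of $\sum\tilde p_j$ converge to $P-v$. They lie in $\frac87\sigma_{\ell-1}(x)$, which is closed. Changing norms costs the factors $\frac98\cdot\frac87\le2$ and $\frac98\cdot\frac{16}7\cdot\frac98\le3$.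

(T2$'$): Let $q\in\sigma_{\ell'+1}(x)\cap V_{\mathcal{A}}$. Choose $\tilde q\in\sigma_{\ell'}(y)$ with $|q-\tilde q|_{y,\rho}\le\frac18$ and write $q-\tilde q=v+p$ by (T1)$_\ell$, with $|v|_{y,\rho}\le K/4$ and $p\in\frac18\sigma_\ell(y)\subset\frac18\sigma_{\ell'}(y)$. Then $q-v=\tilde q+p\in\frac98\sigma_{\ell'}(y)\cap V_{\mathcal{A}}$, so $|q|_{y,\rho}\le\frac98K_*+\frac K4\le2K_*$ and $|q|_{x,\rho}\le\frac94K_*$.
\end{proof}

\section{Induction on the potential}\label{sec:induction}

Let $\mathrm{Ext}(x,\rho,\ell,C)$ denote the statement: \emph{for every $f:E\to\mathbb{R}$ and every $P\in\Gamma_\ell(x,1)$ there is $F$ with $F=f$ on $E\cap B(x,\rho)$, $J_xF=P$, $\|F\|\le C$.} Multiplying $f$ by a constant, we get the version with $\Gamma_\ell(x,M)$ and $\|F\|\le CM$. The statement for $\rho$ implies the statement for smaller $\rho$, and it holds if $\#(E\cap B(x,\rho))\le1$ and $C\ge1$ (test with $S=E\cap B(x,\rho)$). Put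
\[
C_4=6KC_T+12K_*(1+C_T),\qquad C_*=C_g\max\{2C_1C_T(2A_*)^m,\ \Lambda^mC_4,\ 2KA_*^m\},
\]
so $C_*\ge2C_g$ and $\log C_*=O(D^3)+O(mD^{11})+O(D^9)=O(D^{12})$. For $0\le\nu\le W$ let
\[
\ell_\nu=3(W-\nu),\qquad\gamma_\nu=C_*^{\,W-\nu}.
\]

\begin{proposition}\label{prop:main}
Let $0\le\nu\le W$, $x_0\in\mathbb{R}^n$, $\delta>0$. If $\Phi_{\ell_\nu}(x_0,A_*\delta)>\nu-\frac78$, then $\mathrm{Ext}(x_0,\delta,\ell_\nu,\gamma_\nu)$ holds.
\end{proposition}

A large potential means much freedom and an easy problem, so the induction runs downward from $\nu=W$. In the step from $\nu+1$ to $\nu$, a plateau rounds the lower bound $\nu-\frac78$ up to the integer $\nu$. At scales where the induction hypothesis does not solve the local problem, the potential is at most $\nu+\frac18$. So the weight of an ellipsoid is trapped in $[\nu-\frac18,\nu+\frac18]$ from the plateau all the way down to the scale at which the induction hypothesis applies, and one space $V_{\mathcal{A}}$ is transversal on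 this whole range.

\begin{proof}[Proof for $\nu=W$]
Let $\rho=A_*\delta$. There is $\mathcal{E}(G)\subset\iota_{x_0,\rho}\sigma_0(x_0)$ with $\operatorname{tr}N(1-T_G)<\frac78$. As $N\ge1$, $T_G\ge\frac18$, that is, $G\ge\frac17$, so $\mathcal{E}(G)$ contains the ball of radius $7^{-1/2}\ge\frac13$. Hence $\sigma_0(x_0)$ contains the constant polynomial $\rho^m/3$. If there were $y\in E\cap B(x_0,\delta)$, then with $S=\{y\}$ some $F$ would have $F(y)=0$, $\|F\|\le1$, $J_{x_0}F=\rho^m/3$, and \eqref{eq:taylor0} would give $A_*^m/3\le n^{m/2}$, contradicting $A_*\ge16C_T\ge16n^{m/2}$. So $E\cap B(x_0,\delta)=\emptyset$, and $F=P$ works.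
\end{proof}

\begin{proof}[Proof of the step from $\nu+1$ to $\nu$]
Let $0\le\nu<W$, assume the proposition for $\nu+1$ and all centers and radii, and let $\Phi_{\ell_\nu}(x_0,A_*\delta)>\nu-\frac78$. Abbreviate
\[
\ell=\ell_\nu\ge3,\qquad\ell-3=\ell_{\nu+1},\qquad\gamma=\gamma_{\nu+1}\ge1,\qquad B_0=B(x_0,2\delta).
\]
Fix $f$ and $P_0\in\Gamma_\ell(x_0,1)$. We must find $F$ with $F=f$ on $E\cap B(x_0,\delta)$, $J_{x_0}F=P_0$, $\|F\|\le C_*\gamma$.

\medskip\noindent\emph{Step 1: a plateau at $x_0$.} Choose an ellipsoid in $\sigma_\ell(x_0)$ whose flow has $w(s_0)>\nu-\frac78$ at $e^{-s_0}=A_*\delta$. The scales from $A_*\delta$ down to $A_1\delta$ correspond to $s\in[s_0,s_0+(4W+1)(2t+2)]$; cut this interval into $4W+1$ windows of length $2t+2$. Since $w$ is nondecreasing with values in $[0,W]$, it increases by less than $\frac14$ in some window. Let $s_*$ be its midpoint and $\rho_*=e^{-s_*}\in[A_1\delta,A_*\delta]$. By Lemma~\ref{lem:plateau} there is a graded projection $\Pi$,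 with range $H$, such that $G_{s_*}$ is $\epsilon$-close to $\Pi$ and $\|T_{s_*}-\Pi\|_{HS}\le\epsilon$. Let $j=\operatorname{tr}(N\Pi)\in\mathbb{Z}$. As $|w(s_*)-j|\le\|N\|_{HS}\,\epsilon\le m\sqrt D\,\epsilon<\frac18$, we have $j>\nu-1$, so $j\ge\nu$.

\medskip\noindent\emph{Step 2: the plateau at the other points.} Seen from scale $\rho_*$ the ball $B_0$ is tiny, so the long directions can be moved to its points. \emph{Claim: for each $y\in B_0$ there is an ellipsoid $\mathcal{E}_y\subset\sigma_{\ell-1}(y)$, $\iota_{y,\rho_*}\mathcal{E}_y=\mathcal{E}(G_y)$, such that with $\epsilon_1=4D^2\epsilon\le\eta$}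
\begin{equation}\label{eq:Gy}
\|T_{G_y}-\Pi\|_{HS}\le\epsilon_1,\qquad\operatorname{tr}(T_{G_y}-T_{G_y}^2)\le\epsilon_1,\qquad w(G_y)\ge j-\tfrac18 .
\end{equation}
Let $h_1,\dots,h_r$ be an orthonormal basis of $H$ (if $r=0$, take $G_y=0$). Lemma~\ref{lem:long}, with $\epsilon$ in place of $\eta$, gives $p_a\in\sqrt\epsilon\,\iota_{x_0,\rho_*}\sigma_\ell(x_0)$ with $|p_a-h_a|\le\epsilon$. We have $|y-x_0|\le2\delta\le2\rho_*/A_1=\frac{\epsilon}{8C_1C_T}\rho_*$. Let $L=\iota_{y,\rho_*}\iota_{x_0,\rho_*}^{-1}$. By Lemma~\ref{lem:helly} there are $\tilde p_a\in\sqrt\epsilon\,\iota_{y,\rho_*}\sigma_{\ell-1}(y)$ with $|\tilde p_a-Lp_a|\le\sqrt\epsilon\,\epsilon/8$, and by \eqref{eq:near} $|Lp_a-p_a|\le\frac\epsilon8(1+\epsilon)$. So $|\tilde p_a-h_a|\le2\epsilon$. Put $G_y=\frac1{D\epsilon}\sum_a\tilde p_a\tilde p_a^T$. Then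
\[
\mathcal{E}(G_y)=\Bigl\{\sum_ac_a\tilde p_a/\sqrt\epsilon:\ \sum_ac_a^2\le\tfrac1D\Bigr\}\subset\iota_{y,\rho_*}\sigma_{\ell-1}(y),
\]
because $\sum|c_a|\le\sqrt{r/D}\le1$ and the set on the right is convex and symmetric. From $|\sum c_a(\tilde p_a-h_a)|\le2\sqrt D\,\epsilon|c|$ we get $|\sum c_a\tilde p_a|\ge(1-2\sqrt D\,\epsilon)|c|$, so $G_y$ has rank $r$ and its nonzero eigenvalues satisfy $g\ge(1-2\sqrt D\,\epsilon)^2/(D\epsilon)\ge1/(2D\epsilon)$. Let $\tilde\Pi$ be the orthogonal projection onto the span of the $\tilde p_a$. Then $1-\frac g{1+g}\le\frac1g\le2D\epsilon$ gives $\|T_{G_y}-\tilde\Pi\|_{HS}\le2D^{3/2}\epsilon$, and $\operatorname{tr}(T_{G_y}-T_{G_y}^2)\le\sum\frac1g\le2D^2\epsilon$. As both projections have rank $r$,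
\[
\|\tilde\Pi-\Pi\|_{HS}^2=2r-2\operatorname{tr}(\Pi\tilde\Pi)=2\sum_a|(1-\tilde\Pi)h_a|^2\le2\sum_a|h_a-\tilde p_a|^2\le8D\epsilon^2 .
\]
Thus $\|T_{G_y}-\Pi\|_{HS}\le(2D^{3/2}+3D^{1/2})\epsilon\le4D^2\epsilon$, and $|w(G_y)-j|\le m\sqrt D\,\epsilon_1\le\frac18$ since $\epsilon\le(100D)^{-10}$.

\medskip\noindent\emph{Step 3: stopping radii and first jets.} For $y\in B_0$ let
\[
r(y)=\sup\{\rho\in(0,\delta]:\ \mathrm{Ext}(y,\rho,\ell-3,\gamma)\}.
\]
The statement holds for all $\rho<r(y)$. Since $E$ is finite, balls of some fixed small radius contain at most one point of $E$, so $r$ is bounded below by a positive constant. If $A_*r(y)<\rho\le A_*\delta$, then $\mathrm{Ext}(y,\rho/A_*,\ell-3,\gamma)$ fails, so by the induction hypothesis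
\begin{equation}\label{eq:upper}
\Phi_{\ell-3}(y,\rho)\le\nu+\tfrac18\qquad\text{for }A_*r(y)<\rho\le A_*\delta .
\end{equation}
For $x\in B_0$ choose by Lemma~\ref{lem:helly} $P'_x\in\Gamma_{\ell-1}(x,1)$ with $|P'_x-P_0|_{x,\rho}\le C_T|x-x_0|/\rho$ for $\rho\ge|x-x_0|$, and take $P'_{x_0}=P_0$.

\medskip\noindent\emph{Step 4: the case of large radii.} Suppose $r(y)\ge\rho_*/A_*$ for all $y\in B_0$. Then all local problems are solvable at one scale $R=\rho_*/A_*\in[\delta/A_*,\delta]$, and the jets $P'_x$ suffice. As $P'_x\in\Gamma_{\ell-3}(x,1)$ and $R/2<r(x)$, there is $F_x$ with $F_x=f$ on $E\cap B(x,R/2)$, $J_xF_x=P'_x$, $\|F_x\|\le\gamma$. From $|P'_x-P_0|_{x,2\delta}\le C_T$ we get $|P'_x-P_0|_{x,\delta}\le2^mC_T$. For $|x-x'|\le R$, $|P'_x-P'_{x'}|_{x',2\delta}\le C_1C_T+C_T\le2C_1C_T$ by \eqref{eq:move}, so $|P'_x-P'_{x'}|_{x',R}\le(2A_*)^m2C_1C_T$. Lemma~\ref{lem:glue} with the constant function $R$ and $M=2C_1C_T(2A_*)^m\gamma$ gives the required $F$.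

From now on we assume that there is $y_1\in B_0$ with $A_*r(y_1)<\rho_*$.

\medskip\noindent\emph{Step 5: the space $V_{\mathcal{A}}$.} By \eqref{eq:Gy} and \eqref{eq:upper},
\[
j-\tfrac18\le w(G_{y_1})\le\Phi_{\ell-1}(y_1,\rho_*)\le\Phi_{\ell-3}(y_1,\rho_*)\le\nu+\tfrac18 .
\]
Hence $j=\nu$, and $\Phi_{\ell-3}(y_1,\rho_*)\le w(G_{y_1})+\frac14$: the ellipsoid $\mathcal{E}(G_{y_1})$ is nearly maximal in $\iota_{y_1,\rho_*}\sigma_{\ell-3}(y_1)$. Lemma~\ref{lem:ideal} gives $\|(1-\Pi)X_i\Pi\|\le C_3\eta_*^{1/4}\le\frac1{2K_0}$. Let $\mathcal{A}$ be given by Lemma~\ref{lem:monomial} for $\Pi$. By \eqref{eq:Gy} and Lemma~\ref{lem:T},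
\begin{equation}\label{eq:Tstar}
\text{(T1)}_{\ell-1}\text{ holds at }(x,\rho_*)\text{ for all }x\in B_0,\qquad\text{(T2)}_{\ell-3}\text{ holds at }(y_1,\rho_*).
\end{equation}

\medskip\noindent\emph{Step 6: transversality persists at smaller scales.} \emph{Claim: if $y\in B_0$ and $e^{t+2}A_*r(y)\le\rho\le\rho_*$, then {\rm(T1)}$_{\ell-1}$ and {\rm(T2)}$_{\ell-3}$ hold at $(y,\rho)$.}

Let $T_s$, $w(s)$, $\mu_s$ now refer to the flow of $\mathcal{E}_y$ at $y$, so $T_{s_*}=T_{G_y}$. Define $s_b$ by $e^{-s_b}=eA_*r(y)$, and write $\rho=e^{-s}$; the assumption reads $s_*\le s\le s_b-1-t$. By \eqref{eq:upper}, $w(s_b)\le\Phi_{\ell-3}(y,e^{-s_b})\le\nu+\frac18$, and by \eqref{eq:Gy}, $w(s_*)\ge\nu-\frac18$; so $w(s_b)-w(s_*)\le\frac14$. Write $T_{s_*}=\Pi+Z$, $\|Z\|_{HS}\le\epsilon_1$. Since $\Pi$ commutes with $N$, $\operatorname{tr}(N(1-\Pi)N\Pi)=0$, and Lemma~\ref{lem:flow}(a),(b) give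
\[
\operatorname{Var}\mu_{s_*}=\operatorname{tr}(N(1-\Pi)NZ)-\operatorname{tr}(NZN\Pi)-\operatorname{tr}(NZNZ)\le m^2(2\sqrt D+\epsilon_1)\epsilon_1\le v:=3m^2D\epsilon_1,
\]
where $v\le12D^5\epsilon\le\frac18$. Choose $s''\in[s_b-1,s_b]$ with $w'(s'')\le\frac14$, that is, $\operatorname{Var}\mu_{s''}\le\frac18$; then $s''-s\ge t$. Lemma~\ref{lem:flow}(c) with $s'=s_*$, together with $W\le D^2$, $8v\le96D^5\epsilon$ and $e^{-t}\le\epsilon$, gives
\begin{gather*}
\|T_s-\Pi\|\le\epsilon_1+2W(\sqrt{8v}+e^{-t})\le(4D^2+20D^{9/2}+2D^2)\sqrt\epsilon\le26D^{9/2}\sqrt\epsilon\le\eta,\\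
\operatorname{tr}(T_s-T_s^2)\le\tfrac12w'(s)\le W^2(8v+e^{-2t})\le97D^9\epsilon\le\eta .
\end{gather*}
Also $\Phi_{\ell-3}(y,\rho)\le\nu+\frac18\le w(s_*)+\frac14\le w(s)+\frac14$ by \eqref{eq:upper}. Lemma~\ref{lem:T} with levels $\ell-1$ and $\ell-3$ proves the claim.

\medskip\noindent\emph{Step 7: a Lipschitz radius.} The function $r$ need not be Lipschitz, so we replace it by
\[
R(x)=\inf_{y\in B_0}\bigl(r(y)+|x-y|\bigr),\qquad x\in B_0,
\]
which is $1$-Lipschitz, positive, and satisfies $R(x)\le r(x)\le\delta\le\rho_*$. Put $\rho_x=\min(\Lambda R(x),\rho_*)$, so $R(x)\le\rho_x\le\Lambda R(x)$. The radius $R(x)$ may be much smaller than $r(x)$, and then Step~6 says nothing at $(x,\rho_x)$; but it applies at a nearby point. \emph{Claim: {\rm(T1$'$)}$_{\ell-2}$ and {\rm(T2$'$)}$_{\ell-2}$ hold at $(x,\rho_x)$ for all $x\in B_0$.}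

If $\Lambda R(x)\le\rho_*$, choose $y\in B_0$ with $r(y)+|x-y|\le2R(x)$. Then $\rho_*\ge\rho_x=2e^{t+2}A_*R(x)\ge e^{t+2}A_*r(y)$, and $|x-y|\le2R(x)\le\kappa_0\rho_x$ as $\Lambda\ge A_1\ge2/\kappa_0$. Apply Step~6 at $(y,\rho_x)$ and Lemma~\ref{lem:transfer}. If $\Lambda R(x)>\rho_*$, then $\rho_x=\rho_*$ and $|x-y_1|\le4\delta\le4\rho_*/A_1\le\kappa_0\rho_*$ as $A_1\kappa_0\ge4$. Apply \eqref{eq:Tstar} at $y_1$ and Lemma~\ref{lem:transfer}. In both cases the levels $\ell-1$ and $\ell-3$ meet at $\ell-2$; this is why each step of the induction uses three levels.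

\medskip\noindent\emph{Step 8: normalized jets and their consistency.} This is the argument of Example~\ref{ex:line}. For $x\in B_0$, $|P'_x-P_0|_{x,\rho_*}\le2C_T/A_1\le1$. By \eqref{eq:Tstar}, $P'_x-P_0=v+p$ with $v\in V_{\mathcal{A}}$, $|v|_{x,\rho_*}\le2K$, $p\in\sigma_{\ell-1}(x)$, and $v=p=0$ for $x=x_0$. Put $P_x=P'_x-p=P_0+v$. Then $P_{x_0}=P_0$,
\[
P_x\in\Gamma_{\ell-1}(x,2)\cap(P_0+V_{\mathcal{A}}),\qquad|P_x-P_0|_{x,\delta}\le(\rho_*/\delta)^m2K\le2KA_*^m .
\]
Let $|x-x'|\le R(x')$ and $\rho=\rho_{x'}\ge R(x')$. By Lemma~\ref{lem:helly} there is $P''\in\Gamma_{\ell-2}(x',2)$ with $|P''-P_x|_{x',\rho}\le2C_T$. By (T1$'$)$_{\ell-2}$ at $(x',\rho)$, $P''-P_x=v'+p'$ with $v'\in V_{\mathcal{A}}$, $|v'|_{x',\rho}\le6KC_T$, $p'\in4C_T\sigma_{\ell-2}(x')$. Consider $q=P''-p'-P_{x'}=P_x-P_{x'}+v'$. The second form shows $q\in V_{\mathcal{A}}$; the first, with $P''-P_{x'}\in4\sigma_{\ell-2}(x')$ from \eqref{eq:gammasigma}, shows $q\in(4+4C_T)\sigma_{\ell-2}(x')$. By (T2$'$)$_{\ell-2}$,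 $|q|_{x',\rho}\le12K_*(1+C_T)$. Hence $|P_x-P_{x'}|_{x',\rho}\le C_4$ and $|P_x-P_{x'}|_{x',R(x')}\le\Lambda^mC_4$.

\medskip\noindent\emph{Step 9: gluing.} As $R(x)/2<r(x)$ and $P_x\in\Gamma_{\ell-3}(x,2)$, there is $F_x$ with $F_x=f$ on $E\cap B(x,R(x)/2)$, $J_xF_x=P_x$, $\|F_x\|\le2\gamma$. Lemma~\ref{lem:glue} with $M=\max\{2\gamma,\Lambda^mC_4,2KA_*^m\}\le C_*\gamma/C_g$ gives the required $F$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:jet}]
For $\nu=0$ the hypothesis of Proposition~\ref{prop:main} always holds, since $\Phi\ge0$. So $\mathrm{Ext}(x_0,\delta,\ell_0,C_0)$ holds for all $x_0,\delta$ with $\ell_0=3W\le3D^2$ and $C_0=C_*^W=e^{O(D^{14})}$. Taking $\delta$ with $E\subset B(x_0,\delta)$ proves the theorem for finite $E$. For infinite $E$, the hypothesis holds for every finite $E_0\subset E$. In the compact space $\{F:J_{x_0}F=P,\ \|F\|\le C_0M\}$ the closed subsets $\{F=f\text{ on }E_0\}$ are therefore nonempty, and they have the finite intersection property;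 a common element is the required $F$.
\end{proof}

\section{Reduction to $2^D$ points}\label{sec:reduction}

We prove Theorem~\ref{thm:red}; by scaling let $M=1$. Up to factors polynomial in $k^m$, the least norm of an extension is the value of a finite-dimensional convex problem on a clustering tree of $S$. By duality it is a maximum of $\sum_u\lambda_uf(u)$ over coefficient vectors $\lambda$ that annihilate $\mathcal{P}$, as in \eqref{eq:six}, and have bounded cost. It remains to split each such $\lambda$ into pieces with at most $2^D$ points without raising the total cost much.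

\subsection{The clustering tree}
Start with the singletons of $S$ and repeatedly merge two clusters at minimal distance, where $\operatorname{dist}(T,T')=\min\{|u-v|:u\in T,v\in T'\}$. This yields a rooted binary tree with $2k-1$ nodes, which we identify with the clusters; the leaves are the points of $S$, the root is $S$, and any two nodes are nested or disjoint. Let $T^+$ be the parent of $T\ne S$. For an internal node $Q$ with children $T,T'$ let $\rho_Q=\operatorname{dist}(T,T')$. After a merger at distance $\rho$ all distances between clusters are still at least $\rho$, so $\rho_Q\le\rho_{Q'}$ if $Q\subset Q'$. From $\operatorname{diam}Q\le\operatorname{diam}T+\rho_Q+\operatorname{diam}T'$ induction gives $\operatorname{diam}Q\le(\#Q-1)\rho_Q\le k\rho_Q$. If $u\vee v$ is the smallest node containing $u\ne v$, the two points lie in different children, so $|u-v|\ge\rho_{u\vee v}$.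

At an internal node $Q$ polynomials should be measured at a point of $Q$ and scale $\rho_Q$. We want norms that are exactly monotone along the tree, because constant factors would accumulate over its depth. Fix $u_Q\in Q$ and put
\[
\mathcal{N}_Q(P)=\max_{Q'\supseteq Q}|P|_{u_{Q'},\rho_{Q'}} .
\]
Let $\mathcal{N}_Q^*(\xi)=\max\{\xi(P):\mathcal{N}_Q(P)\le1\}$ be the dual norm on $\mathcal{P}^*$. For internal nodes $Q\subset Q'$,
\begin{equation}\label{eq:Nmono}
\mathcal{N}_{Q'}\le\mathcal{N}_Q,\qquad\mathcal{N}_Q^*\le\mathcal{N}_{Q'}^* .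
\end{equation}
If $u\in Q\subset Q'$, then $|u-u_{Q'}|\le k\rho_{Q'}$, so $|P|_{u_{Q'},\rho_{Q'}}\le C_1k^m|P|_{u,\rho_{Q'}}\le C_1k^m|P|_{u,\rho_Q}$ by \eqref{eq:move} and \eqref{eq:scale}; and $|P|_{u,\rho_Q}\le C_1k^m|P|_{u_Q,\rho_Q}$. Thus
\begin{equation}\label{eq:Ncomp}
\mathcal{N}_Q(P)\le C_1k^m|P|_{u,\rho_Q},\qquad|P|_{u,\rho_Q}\le C_1k^m\mathcal{N}_Q(P)\qquad(u\in Q).
\end{equation}

\subsection{Duality}
Let $\Delta$ be the infimum of $\max_{T\ne S}\mathcal{N}_{T^+}(P_T-P_{T^+})$ over all families $(P_T)$ of polynomials in $\mathcal{P}$ indexed by the nodes, with $P_u(u)=f(u)$ at the leaves. Let $\mathrm{ev}_u\in\mathcal{P}^*$ be evaluation at $u$. For $\lambda\in\mathbb{R}^S$ and $Y\subset S$ put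
\[
\varphi_Y(\lambda)=\sum_{u\in Y}\lambda_u\,\mathrm{ev}_u\in\mathcal{P}^*,\qquad\operatorname{cost}(\lambda)=\sum_{T\ne S}\mathcal{N}_{T^+}^*(\varphi_T(\lambda)),
\]
and call $\lambda$ \emph{zero-sum} if $\varphi_S(\lambda)=0$. For zero-sum $\lambda$, $\varphi_Y(\lambda)=-\varphi_{S\setminus Y}(\lambda)$. The dual norm of $\mathrm{ev}_u$ with respect to $|\cdot|_{u,\rho}$ is $\rho^m$, so large coefficients are cheap inside a tight cluster, provided they cancel when the cluster is measured at the next scale, as the coefficients $\pm1/\tau$ do in \eqref{eq:six}.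

\begin{lemma}\label{lem:dual}
The infimum $\Delta$ is attained, and $\Delta=\max\{\sum_u\lambda_uf(u):\lambda\text{ zero-sum},\ \operatorname{cost}(\lambda)\le1\}$.
\end{lemma}

\begin{proof}
Recall the finite-dimensional Hahn--Banach theorem: the distance from a vector $x$ to a subspace $Y$ of a normed space is attained and equals the maximum of $\xi(x)$ over functionals $\xi$ of dual norm at most $1$ that vanish on $Y$. Take the space $\bigoplus_{T\ne S}\mathcal{P}$ with the norm $\max_T\mathcal{N}_{T^+}$, whose dual norm is $\sum_T\mathcal{N}_{T^+}^*(\xi_T)$; let $x=(P_T-P_{T^+})_T$ for one admissible family, and let $Y$ consist of the vectors of differences of families with $P_u(u)=0$ at all leaves. Then $\Delta=\operatorname{dist}(x,Y)$. Collecting the terms with each $P_T$,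
\[
\sum_{T\ne S}\xi_T(P_T-P_{T^+})=\sum_{u}\xi_u(P_u)+\sum_{Q\ne S\text{ internal}}\Bigl(\xi_Q-\sum_{T^+=Q}\xi_T\Bigr)(P_Q)-\sum_{T^+=S}\xi_T(P_S).
\]
This vanishes on $Y$ if and only if each $\xi_u$ vanishes on the kernel of $\mathrm{ev}_u$, so $\xi_u=\lambda_u\mathrm{ev}_u$, and the coefficients of $P_Q$ and $P_S$ are zero. By induction from the leaves this means $\xi_T=\varphi_T(\lambda)$ and $\varphi_S(\lambda)=0$; and then the value at $x$ is $\sum_u\lambda_uf(u)$.
\end{proof}

\begin{proposition}\label{prop:dec}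
Each zero-sum $\lambda$ is a finite sum of zero-sum $\lambda^{(i)}$ with $\#\operatorname{supp}\lambda^{(i)}\le2^D$ and $\sum_i\operatorname{cost}(\lambda^{(i)})\le C_d\operatorname{cost}(\lambda)$, where $C_d=6k(h^2k)^h$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:red} from Proposition~\ref{prop:dec}]
Let $\lambda'$ be zero-sum with support $S'$, $\#S'\le2^D$, and $F=F^{S'}$. Pick $v_T\in T$ for each node and let $P_T=J_{v_T}F$; then $P_u(u)=f(u)$ for $u\in S'$. Writing $P_u=P_S+\sum_{T\ni u,\,T\ne S}(P_T-P_{T^+})$ and using $\varphi_S(\lambda')=0$,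
\[
\sum_u\lambda'_uf(u)=\sum_u\lambda'_u\,\mathrm{ev}_u(P_u)=\sum_{T\ne S}\varphi_T(\lambda')(P_T-P_{T^+}).
\]
As $|v_T-v_{T^+}|\le k\rho_{T^+}$, \eqref{eq:taylor} gives $|P_T-P_{T^+}|_{v_T,k\rho_{T^+}}\le C_T$; then \eqref{eq:scale} and \eqref{eq:Ncomp} give $\mathcal{N}_{T^+}(P_T-P_{T^+})\le C_1C_Tk^{2m}$. So $|\sum_u\lambda'_uf(u)|\le C_1C_Tk^{2m}\operatorname{cost}(\lambda')$. By Proposition~\ref{prop:dec} and Lemma~\ref{lem:dual}, $\Delta\le C_1C_Tk^{2m}C_d$.

Now let $(P_T)$ be an optimal family. For leaves $u\ne v$, the tree path from $u$ to $v$ has at most $2k$ edges $(T,T^+)$, all with $T^+\subset u\vee v$; by \eqref{eq:Nmono}, $\mathcal{N}_{u\vee v}(P_u-P_v)\le2k\Delta$. Hence $|P_u-P_v|_{u,|u-v|}\le|P_u-P_v|_{u,\rho_{u\vee v}}\le2C_1k^{m+1}\Delta$. Lemma~\ref{lem:whitney} gives $F=f$ on $S$ with $\|F\|\le12\cdot7^mC_1^3C_TC_g\,k^{3m+2}(h^2k)^h$.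
\end{proof}

\subsection{Splitting along a partition}
The basic move rescales $\lambda$ on whole blocks by nonnegative factors and uses one pivot point to restore the zero-sum condition. For $Y\subset S$ let $\lambda|_Y$ equal $\lambda$ on $Y$ and $0$ elsewhere, and let $\delta_u$ be the indicator of $u$.

\begin{lemma}\label{lem:cone}
Let $\lambda$ be zero-sum, $u\in S$, and let $Y_1,\dots,Y_q\subset S\setminus\{u\}$ be disjoint sets (blocks) with $\operatorname{supp}\lambda\subset\{u\}\cup Y_1\cup\dots\cup Y_q$. Then $\lambda=\sum_i\lambda^{(i)}$, a finite sum, where each $\lambda^{(i)}=\sum_bc_b^{(i)}\lambda|_{Y_b}+\mu^{(i)}\delta_u$ is zero-sum, $c_b^{(i)}\ge0$, $\sum_ic_b^{(i)}=1$ for each $b$, and each vector $c^{(i)}$ has at most $D$ nonzero entries.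
\end{lemma}

\begin{proof}
Let $\bar\varphi_b$ be the class of $\varphi_{Y_b}(\lambda)$ in $\mathcal{P}^*/\mathbb{R}\,\mathrm{ev}_u$, a space of dimension $D-1$, and let $\mathcal{C}=\{c\ge0:\sum_bc_b\bar\varphi_b=0\}$. As $\lambda$ is zero-sum, $(1,\dots,1)\in\mathcal{C}$. We show by induction on the size of the support $I$ that each $c\in\mathcal{C}$ is a finite sum of elements of $\mathcal{C}$ with at most $D$ nonzero entries. Let $\#I>D$. The linear relations among $(\bar\varphi_b)_{b\in I}$ form a space of dimension at least $\#I-(D-1)\ge2$, so there is a relation $d$ supported in $I$ and not proportional to $c$. Subtracting from $d$ a multiple $\kappa c$ with $\kappa$ strictly between the least and the greatest ratio $d_b/c_b$, we may assume that $d$ has entries of both signs. Let $\tau_\pm>0$ be maximal with $c\pm\tau_\pm d\ge0$. Then $c_\pm=c\pm\tau_\pm d\in\mathcal{C}$ have smaller support, and $c=\frac{\tau_-}{\tau_++\tau_-}c_++\frac{\tau_+}{\tau_++\tau_-}c_-$.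

So $(1,\dots,1)=\sum_ic^{(i)}$. Since $\sum_bc_b^{(i)}\varphi_{Y_b}(\lambda)\in\mathbb{R}\,\mathrm{ev}_u$, there is $\mu^{(i)}$ making $\lambda^{(i)}$ zero-sum. Summing, $\sum_i\mu^{(i)}\mathrm{ev}_u=-\sum_b\varphi_{Y_b}(\lambda)=\lambda_u\mathrm{ev}_u$, so $\sum_i\mu^{(i)}=\lambda_u$.
\end{proof}

\begin{example}
Let $n=1$, $m=2$, $D=2$, $\lambda=\delta_0-\delta_1-\delta_2+\delta_3$, pivot $u=0$, blocks $\{1\},\{2\},\{3\}$. Modulo $\mathrm{ev}_0$ a functional is determined by its value on $z$, so $\bar\varphi_b=-1,-2,3$ and $(1,1,1)=(1,0,\frac13)+(0,1,\frac23)$. This gives $\lambda=(\frac23\delta_0-\delta_1+\frac13\delta_3)+(\frac13\delta_0-\delta_2+\frac23\delta_3)$.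
\end{example}

How does a split affect the cost? If a node $T$, or its complement $S\setminus T$, lies in a single block $Y_b$, then $\varphi_T(\lambda^{(i)})=c_b^{(i)}\varphi_T(\lambda)$, and the contributions of $T$ add up to exactly the old one. If $T$ contains the pivot and its complement meets several blocks, these receive different factors, cancellation between them is lost, and the contribution of $T$ can grow. We therefore track only a part of the cost. In Stage~1 that part is preserved exactly and the depth of the support drops to $h$. In Stage~2 the depth drops to $D$; the losses are made small by weights $\omega^{\mathrm{depth}}$, which are removed at the end for the price $\omega^{-h}$. Without Stage~1 the depth could be as large as $k-1$, and the price $\omega^{-(k-1)}$ would be doubly exponential in $D$ for $k=k_*$. The pieces produced along the way are called \emph{atoms}; zero atoms are discarded.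

\subsection{Stage 1: depth at most $h$}
At each internal node call a child with the smaller number of leaves \emph{light} (ties are broken arbitrarily) and the other child \emph{main}. A \emph{main path} starts at a node $X$ that is the root or light, and follows main children down to a leaf; if $X$ is a leaf, the path is $X$ alone. Each node lies on exactly one main path. Let
\[
\mathcal{L}(\lambda)=\sum_{T\text{ light}}\mathcal{N}_{T^+}^*(\varphi_T(\lambda))\le\operatorname{cost}(\lambda).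
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[very thick] (0,0) -- (3,3);
\fill (0,0) circle (2pt); \fill (1,1) circle (2pt); \fill (2,2) circle (2pt); \fill (3,3) circle (2pt);
\node[left] at (0,0) {$T_0=\{u\}$};
\node[left] at (0.9,1.1) {$T_1$};
\node[left] at (1.9,2.1) {$T_2$};
\node[left] at (2.9,3.1) {$X=T_3$};
\draw (1,1) -- (1.8,0.3); \fill (1.8,0.3) circle (2pt); \node[right] at (1.8,0.2) {$Y_1$};
\draw (2,2) -- (3.1,1.5) -- (2.6,0.6) -- (3.6,0.6) -- (3.1,1.5); \node at (3.1,0.9) {$Y_2$};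
\draw (3,3) -- (4.4,2.6) -- (3.9,1.7) -- (4.9,1.7) -- (4.4,2.6); \node at (4.4,2.0) {$Y_3$};
\draw[dashed] (3,3) -- (3.8,3.8); \node[right] at (3.8,3.8) {$O=S\setminus X$};
\end{tikzpicture}
\caption{A main path (thick) in the clustering tree, from its top node $X$ to the leaf $u$. The light children $Y_1,Y_2,Y_3$ of the path nodes and the set $O$ of points outside $X$ partition $S\setminus\{u\}$. Every light node lies in one of these blocks or contains $X$.}\label{fig:path}
\end{figure}

Start with the single atom $\lambda$ and process the main paths one after another. To process the path $X=T_p\supset\dots\supset T_0=\{u\}$, let $Y_j$ be the light child of $T_j$, $1\le j\le p$, and $O=S\setminus X$ (Figure~\ref{fig:path}). Keep each current atom that vanishes on $X$; split every other one by Lemma~\ref{lem:cone} with pivot $u$ and blocks $Y_1,\dots,Y_p,O$.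

\emph{The split preserves the total of $\mathcal{L}$.} Let $T$ be light. If $T\cap X=\emptyset$, then $T\subset O$. If $T\supseteq X$, then $S\setminus T\subset O$. If $T\subsetneq X$, let $T_j$ be the smallest path node containing $T$; since $T_0,\dots,T_{p-1}$ are main, $T\ne T_j$, so $T$ lies in a child of $T_j$, which is not $T_{j-1}$ by minimality; thus $T\subset Y_j$. In each case the contributions of $T$ add up exactly.

\emph{A split makes no new light node meet the support.} It can enlarge the support of an atom $\lambda'$ only by the pivot $u$. Let $Y\ni u$ be light. The nodes that contain $u$ and are properly contained in $X$ are $T_0,\dots,T_{p-1}$, which are main; so $Y\supseteq X$, and $\lambda'|_Y\ne0$ already before the split. This is why atoms vanishing on $X$ are left alone.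

Right after a path is processed, at most $D$ of its sets $Y_j$ meet the support of any atom, and by the preceding paragraph this remains so. Call a node \emph{branching} for $\Sigma\subset S$ if both its children meet $\Sigma$. At the end, for the support $\Sigma$ of each atom, every main path contains at most $D$ branching nodes. A step to a light child at least halves the number of leaves, so the nodes containing a given leaf lie on at most $1+\log_2k$ main paths. We have proved:

\begin{lemma}\label{lem:stage1}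
Each zero-sum $\lambda$ is a finite sum of zero-sum atoms whose values of $\mathcal{L}$ add up to $\mathcal{L}(\lambda)$, such that for each atom, with support $\Sigma$, every $u\in\Sigma$ is contained in at most $h$ nodes that are branching for $\Sigma$.
\end{lemma}

\subsection{Stage 2: depth at most $D$}
Fix a nonzero atom $\lambda^0$ from Lemma~\ref{lem:stage1} with support $\Sigma$; $\#\Sigma\ge2$ because $\mathrm{ev}_u\ne0$. In this subsection $\lambda$ denotes a zero-sum vector supported in $\Sigma$.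

\emph{The contracted tree.} Its nodes are the nonempty traces $\tau=T\cap\Sigma$. Let $\hat\tau$ be the smallest node of the original tree containing $\tau$; then $\hat\tau\cap\Sigma=\tau$, and $\hat\tau$ is a leaf or branching for $\Sigma$, since otherwise a child of $\hat\tau$ would contain $\tau$. If $\#\tau\ge2$, the children of $\tau$ are the traces of the two children of $\hat\tau$, with the labels light and main inherited from them, and we put $\mathcal{N}_\tau^*=\mathcal{N}_{\hat\tau}^*$. This is a binary tree with root $\Sigma$; $\tau\subset\tau'$ implies $\hat\tau\subset\hat\tau'$, so \eqref{eq:Nmono} holds in it. For $\tau\ne\Sigma$ let $\tau^+$ be the parent and $d(\tau)$ the number of nodes strictly containing $\tau$; by Lemma~\ref{lem:stage1}, $1\le d(\tau)\le h$. Put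
\[
\omega=\frac1{h^2k},\qquad\mathcal{L}_\omega(\lambda)=\sum_{\tau\text{ light}}\omega^{d(\tau)}\mathcal{N}_{\tau^+}^*(\varphi_\tau(\lambda)).
\]
A light $\tau$ is the trace of the light child $T$ of the original node $\widehat{\tau^+}$, with $\varphi_T(\lambda)=\varphi_\tau(\lambda)$, and different $\tau$ give different $T$; so $\mathcal{L}_\omega(\lambda)\le\mathcal{L}(\lambda)$. The light nodes control all nodes.

\begin{lemma}\label{lem:light}
For every $\tau\ne\Sigma$: $\ \omega^d\mathcal{N}_{\tau^+}^*(\varphi_\tau(\lambda))\le\omega\,\mathcal{L}_\omega(\lambda)$ if $d>d(\tau)$, and $\mathcal{N}_{\tau^+}^*(\varphi_\tau(\lambda))\le\omega^{-h}\mathcal{L}_\omega(\lambda)$.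
\end{lemma}

\begin{proof}
We show by induction on $d(\tau)$ that $\mathcal{N}_{\tau^+}^*(\varphi_\tau)\le\sum_{\tau'\in U(\tau)}\mathcal{N}_{\tau'^+}^*(\varphi_{\tau'})$ for a set $U(\tau)$ of light nodes with $d(\tau')\le d(\tau)$; both claims follow, as $\omega\le1$. If $\tau$ is light, $U(\tau)=\{\tau\}$. If $\tau$ is main with light sibling $\tau^s$, then $\varphi_\tau=\varphi_{\tau^+}-\varphi_{\tau^s}$ and $d(\tau^s)=d(\tau)$. If $\tau^+=\Sigma$, then $\varphi_{\tau^+}=0$ and $U(\tau)=\{\tau^s\}$. Otherwise $\mathcal{N}_{\tau^+}^*(\varphi_{\tau^+})\le\mathcal{N}_{\tau^{++}}^*(\varphi_{\tau^+})$ by \eqref{eq:Nmono}, and $U(\tau)=\{\tau^s\}\cup U(\tau^+)$, a disjoint union because the nodes of $U(\tau^+)$ have depth less than $d(\tau)$.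
\end{proof}

For $u\in\Sigma$ let $\{u\}=\tau_0\subset\tau_1\subset\dots\subset\tau_p=\Sigma$, $p\le h$, be the chain of nodes containing $u$, so $d(\tau_l)=p-l$. Let $\beta_j=\tau_j\setminus\tau_{j-1}$ be the sibling of $\tau_{j-1}$; the sets $\beta_1,\dots,\beta_p$ partition $\Sigma\setminus\{u\}$. Put $b_u(\lambda)=\#\{j:\lambda|_{\beta_j}\ne0\}$.

\begin{lemma}\label{lem:round}
If $\lambda=\sum_i\lambda^{(i)}$ is the split of Lemma~\ref{lem:cone} with pivot $u$ and blocks $\beta_1,\dots,\beta_p$, then $\sum_i\mathcal{L}_\omega(\lambda^{(i)})\le(1+h^2\omega)\mathcal{L}_\omega(\lambda)$.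
\end{lemma}

\begin{proof}
Write $\varphi_Y=\varphi_Y(\lambda)$. A light node $\tau\not\ni u$ lies in $\beta_j$, where $\tau_j$ is the smallest chain node containing it, and its contributions add up exactly. Let $\tau_l$, $l<p$, be light. Then $\varphi_{\tau_l}(\lambda^{(i)})=-\sum_{j>l}c_j^{(i)}\varphi_{\beta_j}$, and $\sum_ic_j^{(i)}=1$ gives
\[
\sum_i\omega^{p-l}\mathcal{N}_{\tau_{l+1}}^*(\varphi_{\tau_l}(\lambda^{(i)}))\le\sum_{j=l+1}^p\omega^{p-l}\mathcal{N}_{\tau_{l+1}}^*(\varphi_{\beta_j}).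
\]
For $j>l+1$ we have $\mathcal{N}_{\tau_{l+1}}^*\le\mathcal{N}_{\tau_j}^*$, $\beta_j^+=\tau_j$ and $d(\beta_j)=p-j+1<p-l$, so the term is at most $\omega\mathcal{L}_\omega(\lambda)$ by Lemma~\ref{lem:light}. For $j=l+1$ the depths are equal and there is no such gain; instead write $\varphi_{\beta_{l+1}}=\varphi_{\tau_{l+1}}-\varphi_{\tau_l}$. The part $\varphi_{\tau_l}$ contributes the old term $\omega^{p-l}\mathcal{N}_{\tau_{l+1}}^*(\varphi_{\tau_l})$ of $\mathcal{L}_\omega(\lambda)$. The part $\varphi_{\tau_{l+1}}$ is $0$ if $l+1=p$, and otherwise contributes at most $\omega^{p-l}\mathcal{N}_{\tau_{l+2}}^*(\varphi_{\tau_{l+1}})\le\omega\mathcal{L}_\omega(\lambda)$, as $d(\tau_{l+1})=p-l-1$. There are at most $p^2\le h^2$ pairs $(l,j)$, each adding at most $\omega\mathcal{L}_\omega(\lambda)$ to the old terms.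
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:dec}]
Start with $\lambda^0$ and proceed in rounds. In each round, split every atom $\lambda$ that has a point $u\in\operatorname{supp}\lambda$ with $b_u(\lambda)>D$ as in Lemma~\ref{lem:round}, and keep the others. As the pivot lies in the support, $\operatorname{supp}\lambda^{(i)}\subset\operatorname{supp}\lambda$; also $b_u(\lambda^{(i)})\le D$. Since $b_u$ does not increase when the support shrinks, $u$ is never again a pivot for a descendant of $\lambda$. So the process stops after at most $k$ rounds, and the final atoms have total $\mathcal{L}_\omega$ at most $(1+\frac1k)^k\mathcal{L}_\omega(\lambda^0)\le e\,\mathcal{L}(\lambda^0)$.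

\emph{Support.} Let $\lambda'$ be a final atom with support $\Sigma'$. The nonempty traces $\tau\cap\Sigma'$ form a binary tree with leaf set $\Sigma'$. For $u\in\Sigma'$ the trace $\tau_j\cap\Sigma'$ is larger than $\tau_{j-1}\cap\Sigma'$ exactly when $\lambda'|_{\beta_j}\ne0$, so the leaf $u$ has $b_u(\lambda')\le D$ ancestors. A binary tree of depth at most $D$ has at most $2^D$ leaves; hence $\#\Sigma'\le2^D$.

\emph{Cost.} Let $T\ne S$ be a node of the original tree with $\varphi_T(\lambda')\ne0$. Then $\tau=T\cap\Sigma$ is nonempty, and $\tau\ne\Sigma$ as $\lambda'$ is zero-sum. The original node $Q=\widehat{\tau^+}$ meets $T$ and contains a point of $\Sigma\setminus T$, so $Q\supsetneq T$ and $Q\supseteq T^+$. By \eqref{eq:Nmono} and Lemma~\ref{lem:light}, $\mathcal{N}_{T^+}^*(\varphi_T(\lambda'))\le\mathcal{N}_{\tau^+}^*(\varphi_\tau(\lambda'))\le\omega^{-h}\mathcal{L}_\omega(\lambda')$. With fewer than $2k$ nodes, $\operatorname{cost}(\lambda')\le2k\,\omega^{-h}\mathcal{L}_\omega(\lambda')$.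 Summing over the final atoms of each $\lambda^0$ and then over the atoms of Lemma~\ref{lem:stage1}, the total cost is at most $2ek\,\omega^{-h}\mathcal{L}(\lambda)\le6k(h^2k)^h\operatorname{cost}(\lambda)$.
\end{proof}

This completes the proof of Theorem~\ref{thm:red}, and with it the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{1}
\bibitem{CFIK} Jacob Carruth, Abraham Frei-Pearson, Arie Israel, Bo'az Klartag, \emph{A coordinate-free proof of the finiteness principle for the Whitney extension problem}, arXiv:1808.06658 (2018).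
\end{thebibliography}
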